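\title{Moving four letters connects all solutions of the pressing game}

\begin{abstract}
In the pressing game on a graph with black and white vertices, pressing a black vertex flips the colors of its neighbors, complements the adjacency among them, and leaves the pressed vertex isolated and white. A successful pressing path is a sequence of presses that ends in the all-white edgeless graph; all successful paths of a graph have the same length $r$. We prove the conjecture that if every component contains a black vertex, then the successful paths form a connected graph when two of them are joined whenever they have a common subsequence of length at least $r-4$. We also show that the constant $4$ cannot be replaced by $3$ for any $r\ge 7$.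
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{black-and-white graph} is a finite simple graph $G=(V,E)$ each of whose vertices is colored black or white. A black vertex $v$ may be \emph{pressed}. This has three effects: every neighbor of $v$ changes color; every pair of neighbors of $v$ changes adjacency, so that adjacent pairs become nonadjacent and nonadjacent pairs become adjacent; and $v$ becomes an isolated white vertex. The aim of the game is to reach the all-white edgeless graph. A word over the alphabet $V$ is a \emph{pressing path}. It is \emph{valid} if each letter is black at the moment it is pressed, and \emph{successful} if it is valid and ends in the all-white edgeless graph.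

A press changes only the component of the pressed vertex. So an all-white component with an edge is never changed again, and once such a component appears the game is lost. Two facts about the game are known: if every component of $G$ contains a black vertex, then $G$ has a successful path; and all successful paths of $G$ have the same length. Both come out of the setup of Section~\ref{sec:setup} (Lemma~\ref{lem:vec} and Corollary~\ref{cor:solv}), so the paper is self-contained. We write $r$ for the common length.

How are the successful paths of one graph related to each other? For words $P,P'$ let $\operatorname{LCS}(P,P')$ be the length of a longest common subsequence. For two words of length $r$, the inequality $\operatorname{LCS}(P,P')\ge r-k$ says that $P'$ arises from $P$ by deleting $k$ letters and inserting $k$ letters. Let $M_k(G)$ be the \emph{metagraph} whose vertices are the successful paths of $G$, two paths $P\ne P'$ being adjacent if $\operatorname{LCS}(P,P')\ge r-k$. Increasing $k$ only adds edges, and $M_r(G)$ is complete. The question is whether a number $k$ that does not depend on $G$ makes $M_k(G)$ connected, that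 is, whether one can walk from any solution to any other by edits of bounded size, staying among solutions.

\begin{example}\label{ex:small}
If $G$ consists of $r$ black vertices and no edges, the successful paths are the $r!$ orderings of $V$. Swapping two consecutive letters keeps a common subsequence of length $r-1$, so $M_1(G)$ is connected.

Let $G$ be the star with white center $c$, black leaves $u,v$ and a white leaf $d$. Pressing $u$ makes $c$ black. Pressing $v$ next would make $c$ white again and leave the white edge $cd$, so $c$ must follow; this makes $v$ white, $d$ black and $vd$ an edge, and then $d$ and $v$ are forced. By symmetry the successful paths are $ucdv$ and $vcdu$. Here $r=4$ and the two paths have $\operatorname{LCS}=2$, so $M_1(G)$ is disconnected and $M_2(G)$ is connected.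
\end{example}

A single early press can change the colors and edges of the whole graph, so one might expect the necessary $k$ to grow with $G$. The second example hints at why it need not: the two solutions begin differently, but the middle part $cd$ can be reused. The conjecture posed in \cite{BFM} is that $M_4(G)$ is connected whenever each component of $G$ contains a black vertex. We prove it, and show that $4$ is the right constant.

\begin{theorem}\label{thm:main}
If every component of $G$ that contains an edge contains a black vertex, then $M_4(G)$ is connected.
\end{theorem}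

Isolated white vertices are allowed in Theorem~\ref{thm:main}; they play no role in the game. Without the hypothesis there is no successful path at all.

\begin{theorem}\label{thm:sharp}
For every $r\ge 7$ there is a black-and-white graph $G$, with a black vertex in each component and with successful paths of common length $r$, such that $M_3(G)$ is disconnected.
\end{theorem}

Theorem~\ref{thm:sharp} is proved first, in Section~\ref{sec:sharp}, because its examples show the shape of the words that the proof of Theorem~\ref{thm:main} has to build. That proof considers a counterexample with the fewest vertices. By minimality, all successful paths with the same first letter lie in one component of the metagraph, so it suffices to connect the paths starting with $u$ to those starting with $v$ for any two possible first letters $u,v$. Two reductions to smaller graphs (Section~\ref{sec:minimal}) show that if this fails, then the graph has a linear relation and cut vertices of a very special form. The pieces cut off are \emph{blocks} (Section~\ref{sec:blocks}), which the rest of the graph sees only through a parity. One then writes down a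 path starting with $u$ and a path starting with $v$ that consume the blocks by the same subwords and differ in the position of at most four letters. In a suitable recoding of the graph, the pair $u,v$ is adjacent (Section~\ref{sec:adjacent}), or nonadjacent with incomparable neighborhoods (Section~\ref{sec:incomp}), or nonadjacent with nested neighborhoods (Sections~\ref{sec:nested} and~\ref{sec:chain}).

\section{Three letters do not suffice}\label{sec:sharp}

For odd $m\ge3$ let $G_m$ have black vertices $u,v$, white vertices $f,e,b_1,\dots,b_m$, and edges $uv$, $uf$, $vf$, $fe$, all $eb_i$, all $vb_i$, and all $b_ib_j$ with $i\ne j$ (Figure~\ref{fig:G3}). The graph is connected. Call a position \emph{lost} if it has an all-white component with an edge.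

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1, every node/.style={circle, draw, inner sep=2.2pt}]
\node[fill, label=left:{$v$}] (v) at (0,0) {};
\node[fill, label=left:{$u$}] (u) at (0,2.2) {};
\node[label=right:{$f$}] (f) at (2,2.2) {};
\node[label=right:{$e$}] (e) at (4,0) {};
\node[label=above:{$b_1$}] (b1) at (2,0.9) {};
\node[label=below:{$b_2$}] (b2) at (2,-0.9) {};
\node[label=above right:{$b_3$}] (b3) at (2.5,0) {};
\draw (u)--(v)--(f)--(u) (f)--(e);
\draw (v)--(b1)--(e)--(b2)--(v)--(b3)--(e);
\draw (b1)--(b2)--(b3)--(b1);
\end{tikzpicture}
\caption{The graph $G_3$, with black vertices $u$ and $v$. Its successful pressing paths are $ufe\,\pi\,v$ and $v\,\pi\,ufe$, where $\pi$ is any ordering of $b_1,b_2,b_3$.}\label{fig:G3}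
\end{figure}

\begin{lemma}\label{lem:Gm}
The successful paths of $G_m$ are the words $ufe\,\pi\,v$ and $v\,\pi\,ufe$, where $\pi$ runs through the orderings of $b_1,\dots,b_m$.
\end{lemma}

\begin{proof}
\emph{First letter $u$.} The neighbors of $u$ are $v$ and $f$, so $v$ becomes white, $f$ black, and the edge $vf$ disappears. Now $f$ is the only black vertex and $e$ is its only neighbor; pressing $f$ makes $e$ the only black vertex. Pressing $e$ makes the $b_i$ black and pairwise nonadjacent, each joined to the white vertex $v$. Pressing some $b_i$ removes it and flips the color of $v$. If $v$ is black while $t\ge1$ of the $b_i$ are left, then $m-t$ is odd, so $t$ is even and $t\ge2$; pressing $v$ then turns these $b_i$ into a white clique, and the position is lost. So all $b_i$ must be pressed before $v$. After that $v$ is black, because $m$ is odd, and pressing it ends the game.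

\emph{First letter $v$.} The neighbors of $v$ are $u$, $f$ and the $b_i$. We reach the position $A_m$, where for odd $t$ and even $t'$ we define
\begin{itemize}
\item $A_t$: $t$ of the $b_i$ are left; $f$ and these $b_i$ are black, $u,e$ are white; the edges are $fe$ and all $ub_i,fb_i,eb_i$;
\item $B_{t'}$: $t'$ of the $b_i$ are left; $u,e$ and these $b_i$ are black, $f$ is white; the edges are $uf,ue$ and all $ub_i,fb_i,eb_i$.
\end{itemize}
In $A_t$, pressing $f$ makes the $b_i$ white, removes the edges $eb_i$, and leaves $u$ and the $b_i$ as an all-white component with an edge. Pressing some $b_i$ flips the colors of $u,f,e$ and the three pairs among them, which gives $B_{t-1}$. In $B_{t'}$ with $t'\ge2$, pressing $u$ removes all $fb_i,eb_i$ and leaves the $b_i$ as a white clique; pressing $e$ makes every vertex white while $uf$ is still an edge; and pressing some $b_i$ gives $A_{t'-1}$. In $B_0$, pressing $e$ leaves the white edge $uf$; pressing $u$ makes $f$ black, $e$ white and $fe$ an edge, and then $f$ and $e$ are forced.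
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
In $G_m$ we have $r=m+4$. Consider a common subsequence of $ufe\,\pi\,v$ and $v\,\pi'\,ufe$. It cannot contain both some $b_i$ and a letter of $\{u,f,e\}$, since these occur in opposite orders, and $v$ can occur only alone, being last in one word and first in the other. So its length is at most $\max(3,m)=m=r-4$. Hence $M_3(G_m)$ has no edge between the two families of Lemma~\ref{lem:Gm}. This settles all odd $r\ge7$.

For even $r\ge8$ add an isolated black vertex $o$ to $G_m$ with $m=r-5$. The successful paths are those of $G_m$ with $o$ inserted anywhere, so their length is $r$. Deleting $o$ lowers an LCS by at most $1$. An edge of $M_3$ between the two families would therefore give two paths of $G_m$ from different families with $\operatorname{LCS}\ge r-4>m$, which is impossible.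
\end{proof}

In $M_4(G_m)$ the two families are joined: $ufe\,\pi\,v$ and $v\,\pi\,ufe$ share the subword $\pi$, however long it is, and only $u,f,e,v$ move. The set $\{b_1,\dots,b_m\}$ is reached in two ways, through $e$ or through $v$, and in both cases it is consumed by the same word, while the rest of the graph alternates between two states. Every case of the proof of Theorem~\ref{thm:main} ends with a pair of words of this kind.

\section{Rooted graphs and vectors}\label{sec:setup}

All functions take values in $\mathbb{F}_2$, and a set is identified with its indicator function. For a statement $P$, $[P]$ is $1$ if $P$ holds and $0$ otherwise. For functions $a,b$ on a set put $(a\wedge b)(x,y)=a(x)b(y)+a(y)b(x)$. The operation $\wedge$ is symmetric and additive in each argument, and $a\wedge a=0$. We write $X\setminus x$ and $X\cup x$ for $X\setminus\{x\}$ and $X\cup\{x\}$.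

\subsection{The pressing rule}

Let $A$ be the symmetric matrix over $\mathbb{F}_2$ with $A_{xy}=[xy\in E]$ for $x\ne y$ and $A_{xx}=[x\text{ is black}]$. Pressing a black vertex $v$ replaces $A_{xy}$ by $A_{xy}+A_{xv}A_{yv}$: for $x\neq y$ this complements the pairs of neighbors of $v$, for $x=y$ it flips their colors, and row $v$ becomes zero. So the game is symmetric Gaussian elimination with diagonal pivots.

Colors and edges obey one rule if the colors are recorded as edges to an extra vertex. A \emph{rooted graph} $S=(\omega;\varphi)$ on $V$ consists of the adjacency function $\omega$ of a simple graph on $V$ and a \emph{root label} $\varphi\colon V\to\mathbb{F}_2$. We view $S$ as a simple graph on $V\cup\{\infty\}$ in which the \emph{root} $\infty$ is adjacent to $x$ if and only if $\varphi(x)=1$. We write $x\sim y$ for adjacency, $N(x)$ or $N_S(x)$ for the neighborhood of $x$ in $V\cup\{\infty\}$, and $\omega_x=\omega(x,\cdot)$, a function on $V$. To $G$ we assign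
\[
\varphi(x)=A_{xx},\qquad \omega(x,y)=A_{xy}+\varphi(x)\varphi(y).
\]
Thus the black vertices are the neighbors of $\infty$, adjacency between two black vertices is complemented, and all other adjacencies are those of $G$. This is a bijection between black-and-white graphs and rooted graphs on $V$. From now on, \emph{adjacent} refers to rooted graphs, and we delete a vertex once it has been pressed.

\begin{lemma}[pressing rule]\label{lem:rule}
Pressing a black vertex $v$ turns $S=(\omega;\varphi)$ into the rooted graph
\begin{equation}\label{eq:rule}
S/v=(\omega+\varphi\wedge\omega_v;\ \omega_v)\quad\text{on }V\setminus v.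
\end{equation}
\end{lemma}

\begin{proof}
Since $\varphi(v)=1$ we have $A_{xv}=\omega_v(x)+\varphi(x)$. The new diagonal entry at $x$ is $\varphi(x)+A_{xv}=\omega_v(x)$. The new adjacency function is $A_{xy}+A_{xv}A_{yv}+\omega_v(x)\omega_v(y)$, and expanding $A_{xv}A_{yv}$ gives $A_{xy}+\varphi(x)\varphi(y)+\varphi(x)\omega_v(y)+\varphi(y)\omega_v(x)$.
\end{proof}

In words: the root takes over the neighbors of $v$, and the pair $x,y$ is toggled by $\varphi(x)\omega_v(y)+\varphi(y)\omega_v(x)$. A valid word is successful exactly when it ends in a rooted graph with no edges on $V\cup\{\infty\}$. For $X\subseteq V$ let $S[X]$ be the restriction of $S$ to $X$ (the root is kept), and $S-x=S[V\setminus x]$. Three consequences of \eqref{eq:rule} are used throughout.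
\begin{itemize}
\item[(P1)] Restriction commutes with pressing: $(S/v)[X\setminus v]=S[X]/v$ for $v\in X$. A word over $X$ is valid in $S$ if and only if it is valid in $S[X]$.
\item[(P2)] Pressing changes adjacencies only inside the component of $\infty$. All other components persist, and their vertices are never pressed.
\item[(P3)] If $\infty,f_1,\dots,f_n$ is an induced path, then $f_1\cdots f_n$ is valid. Indeed $\varphi$ vanishes on $f_2,\dots,f_n$, so pressing $f_1$ toggles no pair among them, and $\infty,f_2,\dots,f_n$ is again an induced path.
\end{itemize}

\subsection{Vectors}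

We recall three textbook facts about a symmetric bilinear form on a finite-dimensional vector space. If $U$ is a subspace of a nondegenerate space $E$ and the form is nondegenerate on $U$, then $E=U\oplus U^\perp$ and $U^\perp$ is nondegenerate. The Gram matrix of a family that spans a nondegenerate space $U$ has rank $\dim U$. A nondegenerate space with $\langle x,x\rangle=0$ for all $x$ has even dimension.

A \emph{vector model} of $S$ is a nondegenerate space $E$ over $\mathbb{F}_2$ together with vectors, one for each $x\in V$ and again denoted by $x$, that span $E$ and have Gram matrix $A$. The quotient $\mathbb{F}_2^V/\ker A$ is such a model. The \emph{rank} of $S$ is $r=\dim E=\operatorname{rank}A$. Over $\mathbb{F}_2$ the map $x\mapsto\langle x,x\rangle$ is linear, so there is a unique \emph{characteristic vector} $\chi\in E$ with $\langle\chi,x\rangle=\langle x,x\rangle$ for all $x\in E$. Then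
\[
\varphi(x)=\langle x,\chi\rangle,\qquad \omega(x,y)=\langle x,y\rangle+\langle x,\chi\rangle\langle y,\chi\rangle,
\]
and these formulas extend $\varphi$ to a linear and $\omega$ to a bilinear form on $E$. Two vertices are \emph{false twins} if they are nonadjacent and have the same neighborhood in $V\cup\{\infty\}$.

\begin{lemma}\label{lem:vec}
\begin{itemize}
\item[(a)] A word $v_1\cdots v_k$ is valid if and only if $U_i=\operatorname{span}(v_1,\dots,v_i)$ is nondegenerate of dimension $i$ for every $i\le k$. The resulting rooted graph has as a vector model the projections of the remaining vertices to $U_k^\perp$, with the projection of $\chi$ as characteristic vector. It depends only on the set $T=\{v_1,\dots,v_k\}$, and is denoted by $S/T$.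
\item[(b)] A valid word is successful if and only if it has length $r$.
\item[(c)] A vertex is isolated if and only if its vector is $0$. Two vertices are false twins if and only if their vectors are equal.
\item[(d)] If $S$ has a successful word and $r$ is even, then $\omega(\chi,z)=\varphi(z)$ for all $z\in E$.
\item[(e)] If $r\le1$, then every edge of $S$ contains $\infty$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) If $\langle v,v\rangle=1$, the projection of $x$ to $v^\perp$ is $x'=x+\langle x,v\rangle v$, and $\langle x',y'\rangle=A_{xy}+A_{xv}A_{yv}$. So pressing is projecting. Suppose that $v_1\cdots v_{i-1}$ is valid and let $v_i'$ be the projection of $v_i$ to $U_{i-1}^\perp$. Then $U_i$ is the orthogonal sum of $U_{i-1}$ and $\operatorname{span}(v_i')$. It is nondegenerate of dimension $i$ if and only if $\langle v_i',v_i'\rangle=1$, that is, if and only if $v_i$ is black at that moment; and projecting further to $(v_i')^\perp$ amounts to projecting to $U_i^\perp$. If $\chi'$ is the projection of $\chi$ to $U_k^\perp$, then $\langle\chi',x\rangle=\langle\chi,x\rangle=\langle x,x\rangle$ for $x\in U_k^\perp$.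

(b) After $k$ presses the rank is $r-k$, and rank $0$ means $A=0$.

(c) A vertex $x$ is isolated if and only if row $x$ of $A$ vanishes. If the vectors $x,y$ are equal, then $\varphi(x)=\varphi(y)$, $\omega_x=\omega_y$ and $\omega(x,y)=\omega(x,x)=0$. Conversely, false twins satisfy $\varphi(x)=\varphi(y)$ and $\omega_x=\omega_y$ on $V$, so rows $x$ and $y$ of $A$ agree.

(d) The vectors $v_1',\dots,v_r'$ from (a) form an orthonormal basis, and $\chi$ is their sum, so $\langle\chi,\chi\rangle=r\bmod 2=0$ and $\omega(\chi,z)=\langle\chi,z\rangle$.

(e) All nonzero vectors are equal, so by (c) any two vertices that are not isolated are false twins, hence nonadjacent.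
\end{proof}

\subsection{Dead components and safe vertices}

A \emph{dead component} of $S$ is a component with at least two vertices that does not contain $\infty$. Its vertices are white, and at white vertices the edges of $S$ and of $G$ agree; so the dead components are exactly the all-white components of $G$ with an edge. We call $S$ \emph{solvable} if it has no dead component; this is the hypothesis of Theorem~\ref{thm:main}. A black vertex $v$ is \emph{safe} (in $S$) if $S/v$ is solvable, and \emph{unsafe} otherwise. By (P2), if $S$ has a safe vertex then $S$ is solvable.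

The next lemma finds safe vertices where we need them. If pressing $x$ creates a dead component $B$, then the black vertices of $B$ look like $x$ from outside $B$, and pressing one of them instead of $x$ does damage only inside $B$.

\begin{lemma}\label{lem:descent}
Let $S$ be solvable, $x$ black, and $B$ a dead component of $S/x$. Then $B$ contains a vertex $y$ that is safe in $S$, and $\omega_y=\omega_x$ on $V\setminus B$. In particular, $y$ is adjacent to every neighbor of $x$ in $V$.
\end{lemma}

\begin{proof}
The root label of $S/x$ vanishes on $B$, so $\omega_x=0$ on $B$, and adjacency inside $B$ is the same in $S$ and in $S/x$. For $b\in B$ and $z\notin B\cup x$ the pair is nonadjacent in $S/x$, so by \eqref{eq:rule}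
\begin{equation}\label{eq:star}
\omega(b,z)=\varphi(b)\,\omega_x(z).
\end{equation}
Since $S$ is solvable and $B$ contains an edge, some $b\in B$ has an $S$-neighbor outside $B$, which is not $x$. It is $\infty$, or a vertex $z$ as in \eqref{eq:star}; in both cases $\varphi(b)=1$. So \emph{every dead component of $S/x$ contains a vertex that is black in $S$}.

Let $y\in B$ be black, let $b_0\in B$ be a neighbor of $y$, and put $Y=V\setminus(B\cup x)$. By \eqref{eq:star}, $\omega_y=\omega_x$ on $Y$, and $\omega_y(x)=0=\omega_x(x)$. Hence $S/y$ and $S/x$ coincide on $Y\cup\{\infty\}$. By \eqref{eq:rule}, in $S/y$ we have for $z\in Y$ and $b\in B\setminus y$: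
\begin{align*}
z,b&:\quad \varphi(b)\omega_x(z)+\varphi(b)\omega_y(z)+\varphi(z)\omega_y(b)=\varphi(z)\omega_y(b),\\
x,b&:\quad 0+\omega_y(b)+0=\omega_y(b),\qquad\qquad x,z:\quad \omega_x(z)+\omega_y(z)+0=0,
\end{align*}
and $\infty\sim b$ if and only if $\omega_y(b)=1$. Let $B^*$ be a dead component of $S/y$. It does not contain $x$ or $b_0$, since $x\sim b_0\sim\infty$. Suppose $z\in B^*\cap Y$. The component of $\infty$ in $S/x$ lies in $Y\cup\{\infty\}$ and is connected in $S/y$, so it does not contain $z$. If $z$ lies in a dead component $B_2\ne B$ of $S/x$, then $B_2\subseteq Y$ is connected in $S/y$ and contains a vertex $z'$ with $\varphi(z')=1$, so $z'\sim b_0\sim\infty$ in $S/y$, a contradiction. If $z$ is isolated in $S/x$, then its neighbors in $S/y$ are vertices $b\in B$ with $\omega_y(b)=1$, which are adjacent to $\infty$, again a contradiction. So $B^*\subseteq B\setminus\{y,b_0\}$.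

If $y$ is unsafe, repeat the argument with $(y,B^*)$ in place of $(x,B)$. The components shrink, so the process ends with a safe vertex in $B$; it is black, so it satisfies $\omega_y=\omega_x$ on $V\setminus B$ as shown above. The last statement follows because $\omega_x=0$ on $B$.
\end{proof}

\begin{corollary}\label{cor:solv}
\begin{itemize}
\item[(a)] $S$ is solvable if and only if it has a successful word. A black vertex is safe if and only if some successful word starts with it.
\item[(b)] If $S$ is solvable and two black vertices are adjacent, then some safe vertex has a black neighbor.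
\end{itemize}
\end{corollary}

\begin{proof}
(a) A dead component persists by (P2), so it rules out success. Conversely let $S$ be solvable. If it has no edge, the empty word is successful. Otherwise $\infty$ has a neighbor, so Lemma~\ref{lem:descent} provides a safe vertex $y$, and by induction on $|V|$ the graph $S/y$ has a successful word. The second statement is the first one applied to $S/v$.

(b) Let $x\sim w$ be black. If $x$ is unsafe, the safe vertex $y$ of Lemma~\ref{lem:descent} is adjacent to $w$.
\end{proof}

We write $M(S)$ for the metagraph $M_4$ of $S$. Theorem~\ref{thm:main} states that $M(S)$ is connected for every solvable $S$.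

\section{Leaves and blocks}\label{sec:blocks}

This section supplies the long subwords that two different successful words can share. Let $S\oplus\ell$ denote the rooted graph obtained from $S$ by adding a new vertex $\ell$ with $N(\ell)=\{\infty\}$, a \emph{leaf at the root}. Often a word starting with $u$ and a word starting with $v$ lead to the same graph, except that one has a leaf $v$ and the other a leaf $u$. Both can then be finished in the same way, with the leaf pressed last.

\begin{lemma}[leaf]\label{lem:leaf}
Let $S$ be a solvable rooted graph on $Y$. There is a word $J$ over $Y$, depending only on $S$, such that $J\ell$ is successful in $S\oplus\ell$.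
\end{lemma}

We call $J$ a \emph{leaf word} of $S$.

\begin{proof}
As long as $\ell$ is not pressed, it alternates between two states: after an even number of letters $N(\ell)=\{\infty\}$, and after an odd number $N(\ell)=N(\infty)$ and $\ell\not\sim\infty$. Indeed, in the first state pressing $y$ gives $\ell$ the root label $\omega_y(\ell)=0$ and the adjacency $0+\omega_y+0$, which is the new root label. In the second state $\omega_y(\ell)=\varphi(y)=1$, so $\ell$ gets root label $1$ and adjacency $\varphi+0+\varphi=0$.

The graph $S\oplus\ell$ is solvable and has an edge; let $p_1\cdots p_k$ be a successful word, $k\ge1$. If $p_i=\ell$, then $N(\ell)=\{\infty\}$ when $\ell$ is pressed, so $\infty$ becomes isolated, no further letter is valid, and $i=k$. Hence $J=p_1\cdots p_{k-1}$ is a word over $Y$. If $k-1$ were odd, then $\ell$ would be white after $J$, so $p_k\ne\ell$, and $\ell\sim\infty$ after $p_k$, which is impossible at the end of a successful word. So $k-1$ is even, $J\ell$ is valid of length $k$, and it is successful by Lemma~\ref{lem:vec}(b). The name of the leaf plays no role.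
\end{proof}

Let $B\subseteq V$, $\lambda\colon B\to\mathbb{F}_2$ and $s\colon(V\setminus B)\cup\{\infty\}\to\mathbb{F}_2$. We say that $B$ is a \emph{block attached by $(\lambda,s)$} if each $z\in(V\setminus B)\cup\{\infty\}$ is adjacent to $b\in B$ exactly when $s_z\lambda_b=1$. So every vertex outside $B$ sees either the set $\{\lambda=1\}$ or nothing. The \emph{inside} of the block is the rooted graph $H=(\omega|_B;\lambda)$, and the \emph{outside} is $S[V\setminus B]=(\Omega;\varphi)$.

\begin{lemma}[block]\label{lem:block}
Let $B$ be a block attached by $(\lambda,s)$.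
\begin{itemize}
\item[(a)] If a black vertex $y\notin B$ is pressed, the inside $H$ is unchanged, and $B$ is attached by $(\lambda,s')$ with
\[
s'_\infty=s_y,\qquad s'_z=s_z+\varphi(z)s_y+s_\infty\Omega(y,z).
\]
\item[(b)] Let $s_\infty=1$ and let $Q$ be valid in $H$. Then $Q$ is valid in $S$, and afterwards the remaining vertices of $B$ form a block with inside $H/Q$. If $|Q|$ is even, the outside and $s$ are unchanged. If $|Q|$ is odd, the outside becomes $(\Omega+\varphi\wedge s;\ s)$ and the new attachment is $s'_\infty=1$, $s'_z=\varphi(z)$.
\end{itemize}
\end{lemma}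

\begin{proof}
On $B$ the root label of $S$ is $s_\infty\lambda$ and $\omega_y=s_y\lambda$ for $y\notin B$.

(a) By \eqref{eq:rule}, a pair $z,b$ with $z\notin B$, $b\in B$ changes by $\varphi(z)s_y\lambda_b+s_\infty\lambda_b\Omega(y,z)$; a pair $b,b'$ in $B$ changes by $2s_\infty s_y\lambda_b\lambda_{b'}=0$; and the new root label on $B$ is $s_y\lambda$.

(b) Press $b\in B$ with $\lambda_b=1$. The new root label is $s$ outside $B$ and $\omega_b$ on $B$. Outside pairs change by $\varphi\wedge s$, and pairs in $B$ by $\lambda\wedge\omega_b$. The pair $z,b'$ becomes $s_z\lambda_{b'}+\varphi(z)\omega_b(b')+\lambda_{b'}s_z=\varphi(z)\omega_b(b')$. So one step replaces $H$ by $H/b$, exchanges $\varphi$ and $s$ on $V\setminus B$, adds $\varphi\wedge s$ to $\Omega$, and keeps $s_\infty=1$. A second step undoes the change outside.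
\end{proof}

So the outside feels only the parity of the number of letters pressed in the block. We need to be able to choose this parity. Let $H$ be solvable of rank $\rho$. An \emph{odd block word} of $H$, defined for $\rho\ge1$, is an initial segment of a successful word of $H$ whose length is the odd one of the numbers $\rho-1,\rho$. An \emph{even block word} is defined in the same way; for $\rho=0$ it is empty. After a block word $Q$ the inside has rank at most $1$. By Lemma~\ref{lem:vec}(e), the vertices of $B$ that remain, the \emph{leftovers}, are then pairwise nonadjacent, and each of them is isolated or adjacent exactly to the $z$ with current attachment $s_z=1$. If $Q$ is successful in $H$, all leftovers are isolated.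

\begin{example}
In $G_m$, after $ufe$, the $b_i$ form a block with $\lambda\equiv1$ and $s_\infty=s_v=1$, and the outside is the white vertex $v$. The inside corresponds to $m$ isolated black vertices and has rank $m$. Lemma~\ref{lem:block}(b) says that $v$ is black exactly after an odd number of the $b_i$, as we found in Section~\ref{sec:sharp}.
\end{example}

\section{A minimal counterexample}\label{sec:minimal}

\emph{From now on $S=(\omega;\varphi)$ on $V$ is solvable, $M(S)$ is disconnected, and $|V|$ is as small as possible.} The words black, white, safe and unsafe refer to $S$ unless another graph is named, and $E$, $\chi$, $r$ belong to $S$.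

\begin{lemma}\label{lem:basic}
We have $r\ge5$; $S$ has no isolated vertex in $V$ and no false twins; and for each safe $u$, all successful words that start with $u$ lie in one component of $M(S)$.
\end{lemma}

\begin{proof}
If $r\le4$, then $M(S)$ is complete. Deleting an isolated vertex changes neither solvability nor the successful words, so it would give a smaller counterexample. Let $x,y$ be false twins. Their vectors are equal, so by Lemma~\ref{lem:vec}(a) no valid word contains both, and replacing $y$ by $x$ in a successful word gives a successful word at $\operatorname{LCS}\ge r-1$. Thus every successful word avoids $y$ or is adjacent in $M(S)$ to one that does. By (P1) and Lemma~\ref{lem:vec}(b), $S-y$ has rank $r$ and its successful words are exactly those of $S$ that avoid $y$. Since $M(S-y)$ is connected by minimality, $M(S)$ would be connected. Finally, $M(S/u)$ is connected by minimality, $S/u$ has rank $r-1$, and $\operatorname{LCS}(uP,uP')\ge1+\operatorname{LCS}(P,P')$.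
\end{proof}

For safe $u,v$ write $u\equiv v$ if the words starting with $u$ and those starting with $v$ lie in the same component of $M(S)$. Every successful word starts with a safe vertex, so there are at least two classes. To prove $u\equiv v$ it suffices to exhibit successful words starting with $u$ and $v$ with $\operatorname{LCS}\ge r-4$.

The first thing to try is to start with two orderings of a common set $T$ and to continue in the same way. A \emph{link} for the safe vertices $u,v$ is a set $T\subseteq V$ with two valid words $\sigma,\tau$, each an ordering of $T$, that begin with $u$ and with $v$ and satisfy $\operatorname{LCS}(\sigma,\tau)\ge|T|-4$. The last condition is empty if $|T|\le4$. The attempt fails if $S/T$ has dead components. By minimality, it then still succeeds unless \emph{everything} outside $T$ is dead.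

\begin{lemma}[links]\label{lem:link}
Let $T$ be a link for $u,v$ and suppose $u\not\equiv v$. Then:
\begin{itemize}
\item[(a)] $V\ne T$, and in $S/T$ every vertex of $V\setminus T$ is white and not isolated;
\item[(b)] $\chi\in\operatorname{span}T$ and $r\equiv|T|\pmod2$;
\item[(c)] $S/u$ and $S/v$ are connected.
\end{itemize}
\end{lemma}

\begin{proof}
Let $C'$ be the union of the dead components of $S/T$. If $C'=\emptyset$, take a successful word $R$ of $S/T$; then $\sigma R$ and $\tau R$ are successful with $\operatorname{LCS}\ge r-4$, so $u\equiv v$. Hence $C'\ne\emptyset$. Suppose $T\cup C'\ne V$ and put $S_0=S[T\cup C']$.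

\emph{The vertex $u$ is safe in $S_0$.} Let $\sigma=ut_2\cdots t_k$ and let $B$ be a dead component of $S_0/u$. By (P2), $B$ persists while $t_2,\dots,t_k$ are pressed in $S_0/u$. So $B\cap T=\emptyset$, and $B$ is a component of $S_0/T=(S/T)[C']$, hence of $S/T$. Once $u$ is pressed, a vertex $b\in B$ is never adjacent to $\infty$ or to a letter $t_i$ still present, so by \eqref{eq:rule} its adjacency to a vertex $z\notin T\cup C'$ is the same in $S/u$ as in $S/T$, namely $0$. Then $B$ is a dead component of $S/u$, contradicting that $u$ is safe. The same argument with $\tau$ shows that $v$ is safe in $S_0$. So $S_0$ is solvable and $M(S_0)$ is connected by minimality.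

\emph{Lifting to $S$.} Let $Y=\operatorname{span}T$, and let $W_1$ and $W_2$ be spanned by the projections to $Y^\perp$ of $C'$ and of $V\setminus(T\cup C')$. Then $Y^\perp=W_1+W_2$, and $W_1\perp W_2$ because in $S/T$ the vertices of $C'$ are white and have no neighbors outside $C'$. Since $Y^\perp$ is nondegenerate, the sum is direct and $W_1$ is nondegenerate. So $Y'=Y\oplus W_1=\operatorname{span}(T\cup C')$ is nondegenerate and $Y'^\perp=W_2$. A successful word $P$ of $S_0$ has length $\dim Y'$, so its letters span $Y'$. After pressing $P$ in $S$, the vertices left in $T\cup C'$ have vector $0$, and each other vertex has as vector its projection to $W_2$, which is its projection to $Y^\perp$. So apart from isolated vertices we reach $(S/T)-C'$, which is solvable and does not depend on $P$. With a fixed successful word $R$ of it, $P\mapsto PR$ maps $M(S_0)$ to $M(S)$ and preserves adjacency. Hence $u\equiv v$, a contradiction.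

So $V=T\cup C'$, which is (a). All vertices of $S/T$ are white, so $\langle x,x\rangle=0$ on $Y^\perp$. Thus the characteristic vector of $Y^\perp$, which is the projection of $\chi$, is $0$, and $\dim Y^\perp=r-|T|$ is even. This is (b). A vertex that is isolated in $S/u$ stays isolated, but the vertices of $T\setminus u$ are pressed in $\sigma$ and those of $C'$ are not isolated in $S/T$. So the solvable graph $S/u$ has no isolated vertex in $V\setminus u$ and is connected; likewise $S/v$.
\end{proof}

Part (b) expresses $\chi$ through few vertices. The second reduction turns such an expression into a vertex that can be deleted, because it can be pressed at the very end, or not at all.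

\begin{lemma}[deletion]\label{lem:del}
Let $e\in V$, and assume that
\begin{itemize}
\item[(a)] $e\in\operatorname{span}(V\setminus e)$, or
\item[(b)] $\chi=\sum_{t\in V}\lambda_t t$ with $\lambda_e=1$.
\end{itemize}
If $u,v\in V\setminus e$ are safe in $S-e$, then they are safe in $S$ and $u\equiv v$.
\end{lemma}

\begin{proof}
The graph $S-e$ is solvable, so $M(S-e)$ is connected. In case (a), $S-e$ has rank $r$, and its successful words are successful in $S$. Suppose that (a) fails and (b) holds. Then $\operatorname{span}(V\setminus e)$ is a hyperplane $h^\perp$ with $\langle h,e\rangle=1$, and $\langle h,h\rangle=\langle h,\chi\rangle=\lambda_e=1$. So $h^\perp$ is nondegenerate of dimension $r-1$, and a successful word $P$ of $S-e$ spans it. After $P$ the vector of $e$ is its projection to $\{0,h\}$, which is $h$ since $e\notin h^\perp$. So $e$ is black and $Pe$ is successful in $S$. For adjacent $P,P'$ in $M(S-e)$ we get $\operatorname{LCS}(Pe,P'e)\ge(r-1-4)+1$.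
\end{proof}

We use Lemma~\ref{lem:del} in the contrapositive: if $u\not\equiv v$ and $e$ is deletable, then $S/u-e$ or $S/v-e$ has a dead component, so $e$ is a cut vertex of $S/u$ or of $S/v$. For nonadjacent $u,v$, links come from paths.

\begin{lemma}[path link]\label{lem:path}
Let $u,v$ be nonadjacent black vertices, $L=S/u$, and let $\infty,f_1,\dots,f_n=v$ be an induced path in $L$ with $n\ge3$. Then
\[
\sigma=u f_1\cdots f_{n-1}v\qquad\text{and}\qquad\tau=vf_{n-1}uf_1\cdots f_{n-2}
\]
are valid. If $u,v$ are safe, then $T=\{u,f_1,\dots,f_n\}$ is a link for $u,v$.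
\end{lemma}

\begin{proof}
The word $\sigma$ is valid by (P3). Let $\omega_L$ be the adjacency of $L$ and put $f=f_{n-1}$. Since $n\ge3$, both $f$ and $v$ are white in $L$, that is, $\omega_u(f)=\omega_u(v)=0$. By \eqref{eq:rule}, $\omega(v,f)=\omega_L(v,f)=1$, so $vf$ is valid in $S$. Let $x'$ be the projection of $x$ to $u^\perp$. The vectors $v',f'$ satisfy $\langle v',v'\rangle=\langle f',f'\rangle=0$ and $\langle v',f'\rangle=1$, so $\operatorname{span}(u,v,f)$, the orthogonal sum of $\operatorname{span}(u)$ and $\operatorname{span}(v',f')$, is nondegenerate of dimension $3$. By Lemma~\ref{lem:vec}(a), $vfu$ is valid, and in $S/\{u,v,f\}$ the vector of $x$ is $x''=x'+\langle x',v'\rangle f'+\langle x',f'\rangle v'$. Hence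
\[
\langle x'',y''\rangle=\langle x',y'\rangle+\langle x',v'\rangle\langle y',f'\rangle+\langle x',f'\rangle\langle y',v'\rangle .
\]
For $i\le n-2$ we have $\langle f_i',v'\rangle=0$, since $v$ is white and not adjacent to $f_i$ in $L$. So the Gram matrix of $f_1,\dots,f_{n-2}$ is the same as in $L$, the path $\infty,f_1,\dots,f_{n-2}$ is still induced, and $\tau$ is valid by (P3). The common subsequence $uf_1\cdots f_{n-2}$ has length $|T|-2$.
\end{proof}

\section{Adjacent safe vertices}\label{sec:adjacent}

\begin{proposition}\label{prop:A}
If $u,v$ are adjacent safe vertices, then $u\equiv v$.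
\end{proposition}

The rest of this section is the proof. For any adjacent safe pair $p\not\equiv q$, the words $pq$ and $qp$ make $\{p,q\}$ a link, so $\chi=\lambda p+\mu q$ by Lemma~\ref{lem:link}. Since $\langle p,q\rangle=\omega(p,q)+1=0$ and $\langle\chi,p\rangle=\langle\chi,q\rangle=1$, we get
\begin{equation}\label{eq:chipq}
\chi=p+q\quad\text{for every adjacent pair of safe vertices } p\not\equiv q.
\end{equation}
Suppose now that $u\sim v$ and $u\not\equiv v$. As there are no false twins, \eqref{eq:chipq} gives:
\begin{equation}\label{eq:third}
\text{every safe neighbor } x\ne u \text{ of } v \text{ has } x\equiv v;\ \text{ every safe neighbor } x\ne v \text{ of } u \text{ has } x\equiv u.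
\end{equation}

\subsection{Normal form}
Let $C=V\setminus\{u,v\}$, $\beta=\omega_u|_C$, $\alpha=\omega_v|_C$. In $S/u$ the adjacency of $v$ to $C$ is $\alpha+\beta+\varphi$, and this is the root label of $S/\{u,v\}$. By Lemma~\ref{lem:link}(a) it vanishes, so $\varphi=\alpha+\beta$ on $C$. Put $\kappa=\omega|_C+\alpha\wedge\beta$ and let $K$ be the graph on $C$ with adjacency $\kappa$. Since $\varphi\wedge\beta=\varphi\wedge\alpha=\alpha\wedge\beta$, rule \eqref{eq:rule} gives
\begin{equation}\label{eq:normalA}
S/u=(\kappa;\beta)\oplus v,\qquad S/v=(\kappa;\alpha)\oplus u,\qquad S/\{u,v\}=(\kappa;0).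
\end{equation}
By Lemma~\ref{lem:link}, $K$ has no isolated vertex, and each component of $K$ meets $\{\beta=1\}$ and $\{\alpha=1\}$. The black vertices of $C$ are those in $\Gamma=\{\alpha=1,\beta=0\}$ and $\Gamma'=\{\alpha=0,\beta=1\}$. The situation is symmetric under $u\leftrightarrow v$, $\alpha\leftrightarrow\beta$, $\Gamma\leftrightarrow\Gamma'$.

If $\Gamma=\Gamma'=\emptyset$, then $\alpha=\beta$, and with a leaf word $J$ of $(\kappa;\beta)$ the words $uJv$ and $vJu$ are successful with $\operatorname{LCS}\ge r-2$, a contradiction. (The star in Example~\ref{ex:small} is of this type.) So $\Gamma\cup\Gamma'\ne\emptyset$: the two sides of \eqref{eq:normalA} have different root labels, and we have to spend one or two further letters, taken from $\Gamma\cup\Gamma'$, to make them equal. We record a criterion for use with Lemma~\ref{lem:del}.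
\begin{itemize}
\item[(A0)] \emph{If every $K$-neighbor of $x\in C$ has $\alpha=\beta=1$, then $u$ and $v$ are safe in $S-x$.} Indeed a component of $K-x$ is a component of $K$ or contains a $K$-neighbor of $x$; either way it meets $\{\alpha=1\}$ and $\{\beta=1\}$.
\end{itemize}

\subsection{The block behind a vertex of $\Gamma$}
Let $x\in\Gamma$. The vertex $u$ is safe in $S-v$, since $(S-v)/u=(\kappa;\beta)$. If $x$ were safe in $S-v$ too, then Lemma~\ref{lem:del}(b) with $e=v$ and $\chi=u+v$ would show that $x$ is safe and $x\equiv u$; but $x\sim v$, so $x\equiv v$ by \eqref{eq:third}, a contradiction. So \emph{no $x\in\Gamma$ is safe in $S-v$}.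

On $C$ we have $\omega_x=\kappa_x+\beta$; also $\omega_x(u)=0$ and $\omega_x(v)=1$. By \eqref{eq:rule}, the graph $S/x$ has root label $\kappa_x+\beta$ on $C\setminus x$, $0$ at $u$ and $1$ at $v$. The adjacency of $u$ and $v$ is $1+1+0=0$; that of $u$ to $C$ is $\beta+\omega_x=\kappa_x$; that of $v$ to $C$ is $\alpha+\omega_x+\varphi=\kappa_x$; and the adjacency on $C\setminus x$ is $\omega+\varphi\wedge\omega_x=\kappa+\varphi\wedge\kappa_x$.

The graph $(S-v)/x$ has a dead component. By Lemma~\ref{lem:descent} for the solvable graph $S-v$, each dead component contains a vertex $y$ that is safe in $S-v$, so $y\in\{u\}\cup\Gamma'$. If $y\in\Gamma'$, its root label $\kappa_x(y)+\beta(y)$ vanishes, so $\kappa_x(y)=1$ and $y\sim u$ in $S/x$. Hence there is exactly one dead component, and it contains $u$. Write it as $B_x\cup\{u\}$ with $B_x\subseteq C\setminus x$. Then: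
\begin{itemize}
\item[(A1)] $N_K(x)\subseteq B_x$ and $\beta=\kappa_x$ on $B_x$; so every $K$-neighbor of $x$ has $\beta=1$.
\item[(A2)] $\kappa(z_1,z_2)=\varphi(z_2)\kappa_x(z_1)$ for $z_1\in B_x$, $z_2\in C\setminus(B_x\cup x)$, because $z_1\not\sim z_2$ in $S/x$ and $\kappa_x(z_2)=0$.
\item[(A3)] $\Gamma$ is independent in $K$, by (A1).
\item[(A4)] If $x_2\in B_x\cap\Gamma$, then $N_K(x_2)\subsetneq N_K(x)$. Indeed, let $z\in N_K(x_2)$; then $z\ne x$ by (A3). If $z\notin B_x$, then (A2) gives $1=\varphi(z)\kappa_x(x_2)=0$. So $z\in B_x$, and $\kappa_x(z)=\beta(z)=1$ by (A1) for $x$ and $x_2$. Equality of the neighborhoods would make $x,x_2$ false twins.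
\end{itemize}
By (A4), if $x\in\Gamma$ has $|N_K(x)|$ minimal, then $B_x\cap\Gamma=\emptyset$. The mirror statements hold for $x'\in\Gamma'$, with sets $B'_{x'}$ on which $\alpha=\kappa_{x'}$.

\subsection{Case 1: exactly one of $\Gamma,\Gamma'$ is nonempty}
By symmetry let $\Gamma'=\emptyset$. Choose $x\in\Gamma$ with $|N_K(x)|$ minimal, and put $B=B_x$ and $Z=C\setminus(B\cup x)$. On $B$ we have $\varphi=0$ and $\alpha=\beta=\kappa_x=:\lambda$. By (A2), in both $S/u$ and $S/v$ the set $B$ is a block attached by $(\lambda,s)$, where $s=1$ on $\Gamma\cup\{\infty\}$ and $s=0$ elsewhere, in particular at the leaf. Its inside $H=(\kappa|_B;\lambda)$ is solvable, because $B\cup u$ is connected in $S/x$, where the adjacency on $B$ is $\kappa$ and $u$ is adjacent exactly to $\{\lambda=1\}$. Since $N_K(x)\ne\emptyset$, the rank $\rho$ of $H$ is positive. Let $Q$ be a successful word of $H$.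

\emph{$\rho$ even.} After $uQ$ the outside is as in $S/u$ and the leftovers of $B$ are isolated. The vertex $x$ has root label $\beta(x)=0$, and all its $K$-neighbors lie in $B$, so $x$ is isolated, and its vector lies in the span of the letters of $uQ$. As $\Gamma'=\emptyset$, $\beta=1$ implies $\alpha=1$, so (A1) and (A0) show that $u,v$ are safe in $S-x$. Lemma~\ref{lem:del}(a) gives $u\equiv v$, a contradiction.

\emph{$\rho$ odd.} By Lemma~\ref{lem:block}(b), after $uQ$ the leftovers of $B$ are isolated, the root label is $s$, the adjacency on $Z\cup x$ is $\kappa+\beta\wedge s$, and $v$ is white and adjacent to the $z$ with $s_z=1$. The vertex $x$ is black, adjacent to $v$, and its adjacency to $Z$ is $\kappa_x+\beta(x)s+s_x\beta=\beta$. Pressing $x$ gives root label $\beta$ on $Z$ and $1$ at $v$, adjacency $\kappa+\beta\wedge s+s\wedge\beta=\kappa$ on $Z$, and adjacency $s+s=0$ between $v$ and $Z$. So we reach $(\kappa|_Z;\beta)\oplus v$. After $vQ$ the adjacency on $Z\cup x$ is $\kappa+\alpha\wedge s$, and that of $x$ to $Z$ is $\alpha(x)s+s_x\alpha=s+\alpha=\beta$, because $s=\varphi$ on $Z$. Pressing $x$ gives root label $\beta$,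 adjacency $\kappa+\alpha\wedge s+s\wedge(s+\alpha)=\kappa$, and $u$ becomes a leaf as $v$ did. So we reach $(\kappa|_Z;\beta)\oplus u$.

The graph $(\kappa|_Z;\beta)$ is solvable. Let $Z'$ be a component of $K[Z]$ with at least two vertices. If it has no $K$-neighbor in $B\cup x$, it is a component of $K$ and meets $\{\beta=1\}$. Otherwise it has a neighbor in $B$, since $N_K(x)\subseteq B$; then it contains a vertex of $\Gamma$, whose $K$-neighbors in $Z'$ have $\beta=1$ by (A1). With a leaf word $J$ of $(\kappa|_Z;\beta)$, the words $uQxJv$ and $vQxJu$ are successful with $\operatorname{LCS}\ge r-2$, a contradiction.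

\subsection{Case 2: both $\Gamma$ and $\Gamma'$ are nonempty}
The plan is to press a pair $x\in\Gamma$, $x'\in\Gamma'$, in the orders $ux'x$ and $vxx'$. We first show that this is possible and leads to the same graph.

\emph{Every vertex of $\Gamma\cup\Gamma'$ is safe.} Let $x\in\Gamma$. A dead component of $S/x$ does not contain $v$, which is adjacent to $\infty$; so it is the dead component of $(S-v)/x$ and contains $N_K(x)\ne\emptyset$. But $v$ is adjacent to $N_K(x)$ in $S/x$, a contradiction. The argument for $\Gamma'$ is the mirror image. By \eqref{eq:third}, $x\equiv v$ for $x\in\Gamma$ and $x'\equiv u$ for $x'\in\Gamma'$.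

\emph{$\kappa(x,x')=1$ for all $x\in\Gamma$, $x'\in\Gamma'$.} Suppose $\kappa(x,x')=0$. Then $\omega(x,x')=\alpha(x)\beta(x')+\beta(x)\alpha(x')=1$. Since $x\not\equiv x'$, \eqref{eq:chipq} gives $x+x'=\chi=u+v$, so $x\in\operatorname{span}(V\setminus x)$. By bilinearity $\omega_x+\omega_{x'}+\omega_u+\omega_v=0$; on $C$ this reads $(\kappa_x+\beta)+(\kappa_{x'}+\alpha)+\beta+\alpha=0$, so $\kappa_x=\kappa_{x'}$. By (A1) and its mirror every $K$-neighbor of $x$ has $\alpha=\beta=1$. Now (A0) and Lemma~\ref{lem:del}(a) give $u\equiv v$, a contradiction.

Hence $\Gamma'\subseteq B_x$ and $\Gamma\subseteq B'_{x'}$. Fix $x\in\Gamma$ and $x'\in\Gamma'$ with $|N_K(x)|$ and $|N_K(x')|$ minimal, so that $B_x\cap\Gamma=\emptyset=B'_{x'}\cap\Gamma'$, and put $C_2=C\setminus\{x,x'\}$.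

\emph{$\varphi=\kappa_x+\kappa_{x'}$ on $C_2$.} On $\Gamma$ we have $\kappa_x=0$, $\kappa_{x'}=1$, and on $\Gamma'$ the reverse. Let $z\in C_2$ be white with $\kappa_x(z)=1$; then $\beta(z)=1=\alpha(z)$. If $z\notin B'_{x'}$, the mirror of (A2) with $z_1=x$ gives $\kappa(x,z)=\varphi(z)\kappa_{x'}(x)=0$, which is false. So $z\in B'_{x'}$ and $\kappa_{x'}(z)=\alpha(z)=1$. By symmetry $\kappa_x=\kappa_{x'}$ at white vertices.

On $C_2$ put $\kappa_2=\kappa+\kappa_x\wedge\kappa_{x'}$ and $\delta=\beta+\kappa_x=\alpha+\kappa_{x'}$. We shall see that both $ux'x$ and $vxx'$ lead to $(\kappa_2;\delta)$ with a leaf. The difficulty is that $(\kappa_2;\delta)$ may have dead components. Let $X$ be their union. We show that $X$ is a block, which can be consumed before the last of the three letters. On $X$ we have $\delta=0$, so $\beta=\kappa_x$ and $\alpha=\kappa_{x'}$. Let $X_1$ be one of the dead components.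
\begin{itemize}
\item[(i)] $X_1\subseteq B_x$ or $X_1\cap B_x=\emptyset$. For $z_1\in X_1\cap B_x$ and $z_2\in X_1\setminus B_x$ we have $\kappa_x(z_2)=0$ and $\varphi(z_2)=\kappa_{x'}(z_2)$, so (A2) gives $\kappa_2(z_1,z_2)=\varphi(z_2)\kappa_x(z_1)+\kappa_x(z_1)\kappa_{x'}(z_2)=0$; and $X_1$ is $\kappa_2$-connected.
\item[(ii)] $X_1$ is white. If $x_2\in X_1\cap\Gamma$, then $x_2\notin B_x$, so $X_1\cap B_x=\emptyset$ and $\beta=\kappa_x=0$ on $X_1$. Then $\kappa=\kappa_2$ on $X_1$, and a neighbor $z\in X_1$ of $x_2$ has $\beta(z)=1$ by (A1), a contradiction. By symmetry $X_1\cap\Gamma'=\emptyset$. So on $X$ we have $\varphi=0$, $\alpha=\beta=\kappa_x=\kappa_{x'}=:\lambda$ and $\kappa_2=\kappa$.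
\item[(iii)] $\lambda\not\equiv0$ on $X_1$. Otherwise $X_1$ has no $\kappa$-edge to $x,x'$, and $\kappa=\kappa_2=0$ between $X_1$ and $C_2\setminus X_1$; then $X_1$ is a component of $K$ with $\beta\equiv0$.
\end{itemize}
So $H=(\kappa|_X;\lambda)$ is solvable. For $z_1\in X$ and $z_2\in C_2\setminus X$ we have $\kappa_2(z_1,z_2)=0$, hence $\kappa(z_1,z_2)=\lambda(z_1)\bigl(\kappa_x(z_2)+\kappa_{x'}(z_2)\bigr)=\lambda(z_1)\varphi(z_2)$. Thus in $S/u$ and in $S/v$ the set $X$ is a block with inside $H$, attached by $(\lambda,s)$ with $s_\infty=s_x=s_{x'}=1$, $s=\varphi$ on $C_2\setminus X$, and $s=0$ at the leaf. Let $Q$ be an even block word of $H$.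

\emph{The word $ux'Qx$.} In $S/u$ press $x'$, which has $\beta(x')=1$. The root label becomes $\kappa_{x'}$ on $C\setminus x'$, the adjacency $\kappa+\beta\wedge\kappa_{x'}$, and $v$ becomes white with adjacency $\kappa_{x'}$. By Lemma~\ref{lem:block}(a) the attachment becomes $s_\infty=1$, $s=\varphi+\beta+\kappa_{x'}=\delta$ on $C_2\setminus X$, $s_x=1+\beta(x)+\kappa(x',x)=0$, and $s_v=1$. Pressing $Q$ changes neither the outside nor $s$. Now $x$ is black, adjacent to $v$, and its adjacency to $C_2\setminus X$ is $\kappa_x+\beta(x)\kappa_{x'}+\kappa_{x'}(x)\beta=\delta$. Pressing $x$ gives root label $\delta$ on $C_2\setminus X$ and $1$ at $v$, adjacency $\kappa+\beta\wedge\kappa_{x'}+\kappa_{x'}\wedge(\kappa_x+\beta)=\kappa_2$, and adjacency $\kappa_{x'}+\kappa_{x'}=0$ between $v$ and $C_2\setminus X$. The attachment becomes $s_\infty=0$, $s=\delta+0+\delta=0$ on $C_2\setminus X$ and $s_v=1+0+1=0$, so the leftovers of $X$ are isolated. We have reached $(\kappa_2;\delta)|_{C_2\setminus X}\oplus v$.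

The data $\kappa_2,\delta,X,H,Q$ are invariant under the symmetry, so $vxQx'$ leads to $(\kappa_2;\delta)|_{C_2\setminus X}\oplus u$. The graph $(\kappa_2;\delta)|_{C_2\setminus X}$ is solvable by the choice of $X$. With a leaf word $J$ of it, $ux'QxJv$ and $vxQx'Ju$ are successful and share $QJ$, of length $r-4$. This contradiction proves Proposition~\ref{prop:A}. \qed

\section{Incomparable neighborhoods}\label{sec:incomp}

\begin{proposition}\label{prop:B}
If $u,v$ are nonadjacent safe vertices with $N(u)\not\subseteq N(v)$ and $N(v)\not\subseteq N(u)$, then $u\equiv v$.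
\end{proposition}

\begin{proof}
Suppose $u\not\equiv v$. Take $a\in N(u)\setminus N(v)$ and $b\in N(v)\setminus N(u)$; these are vertices of $V\setminus\{u,v\}$. Put $L=S/u$, $p=\varphi(a)$, $q=\varphi(b)$, $\varepsilon=\omega(a,b)$ and $\delta=\varepsilon+q$. The situation is symmetric under $u\leftrightarrow v$, $a\leftrightarrow b$.

\medskip\noindent\emph{Step 1: a link with four letters.} By \eqref{eq:rule}, in $L$ the vertex $a$ is black, $v$ and $b$ are white, $a\sim v\sim b$, and the adjacency of $a,b$ is $\delta$. Pressing $a$ makes $v$ black and keeps $v\sim b$, so $uavb$ is valid, and by symmetry so is $vbua$. Hence $T=\{u,v,a,b\}$ is a link. Let $C=V\setminus T$. By Lemma~\ref{lem:link}, $r$ is even, $L$ and $S/v$ are connected, and $\chi=\lambda_uu+\lambda_vv+\lambda_aa+\lambda_bb$. Evaluate $\omega(\chi,z)=\varphi(z)$ (Lemma~\ref{lem:vec}(d)) at $z=u,v,a,b$: this gives $\lambda_a=1$, $\lambda_b=1$, $\lambda_u=p+\varepsilon$, $\lambda_v=q+\varepsilon$. So for all $z\in V$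
\begin{equation}\label{eq:B1}
\varphi(z)=\lambda_u\omega_u(z)+\lambda_v\omega_v(z)+\omega_a(z)+\omega_b(z),
\end{equation}
and both $a$ and $b$ are deletable in the sense of Lemma~\ref{lem:del}(b).

\medskip\noindent\emph{Step 2: $a$ is a cut vertex of $L$.} First, $v$ is safe in $S-a$. In $S/v-a$ we have $\infty\sim b\sim u$, so a dead component $B$ lies in $C$. A vertex $z\in B$ is adjacent to none of $\infty,u,b$ in $S/v$; by \eqref{eq:rule} this says $\omega_v(z)=0$, $\omega_u(z)=0$ and $\omega_b(z)+\varphi(z)=0$. Then \eqref{eq:B1} gives $\omega_a(z)=0$, and the adjacency of $z$ to $a$ in $S/v$ is $\omega_a(z)+p\,\omega_v(z)+\varphi(z)\omega_v(a)=0$. So $B$ is dead in $S/v$, a contradiction. Lemma~\ref{lem:del}(b) now shows that $u$ is unsafe in $S-a$: the graph $L-a$ has a dead component $B$.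

Suppose $v\notin B$. Then $b\notin B$, since $b\sim v$, and $B\subseteq C$. A vertex $z\in B$ is adjacent to none of $\infty,v,b$ in $L$, which says $\omega_u(z)=\omega_v(z)=\omega_b(z)=0$. By \eqref{eq:B1}, $\omega_a(z)=\varphi(z)$, so the adjacency of $z$ to $a$ in $L$ is $\omega_a(z)+\varphi(z)=0$, and $B$ is dead in $L$, a contradiction. So $L-a$ has exactly one dead component, and it contains $v$ and $b$. By symmetry $S/v-b$ has exactly one dead component, and it contains $u$ and $a$.

If $a_2\in N(u)\setminus N(v)$ and $a_2\ne a$, then $\infty\sim a_2\sim v$ in $L-a$, a contradiction. With the mirror statement we obtain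
\begin{equation}\label{eq:B2}
|N(u)\setminus N(v)|=|N(v)\setminus N(u)|=1,
\end{equation}
and this holds for \emph{every} pair $u\not\equiv v$ that satisfies the hypotheses of the proposition.

\medskip\noindent\emph{Step 3: normal form.} By \eqref{eq:B2}, $\omega_u=\omega_v=:\theta$ on $C$. Both $L$ and $S/v$ have root label $\theta$ and adjacency $\kappa:=\omega+\varphi\wedge\theta$ on $C$; let $K$ be the graph on $C$ with adjacency $\kappa$. In $L$, $v$ has no neighbor in $C$, and the adjacencies of $a$ and $b$ to $C$ are $\omega_a+p\theta+\varphi$ and $\omega_b+q\theta$. They coincide by \eqref{eq:B1}, since $\lambda_u+\lambda_v=p+q$; call this function $\psi$. In $S/v$, $u$ has no neighbor in $C$, and $a$ and $b$ have adjacencies $\omega_a+p\theta$ and $\omega_b+q\theta+\varphi$, both equal to $\psi':=\psi+\varphi$.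

After $ua$ the root label is $1$ at $v$, $\delta$ at $b$, and $\psi$ on $C$; the adjacency on $C$ is $\kappa+\theta\wedge\psi$; the adjacency to $C$ is $\theta$ for $v$ and $\psi+\delta\theta$ for $b$; and $v\sim b$. After $uav$ the root label is $1$ at $b$ and $\theta$ on $C$, the adjacency on $C$ is $\kappa$, and that of $b$ to $C$ is $\psi+\delta\theta+\delta\theta+\psi=0$. So $S/\{u,a,v\}=(\kappa;\theta)\oplus b$, by symmetry $S/\{v,b,u\}=(\kappa;\theta)\oplus a$, and $S/T=(\kappa;0)$. By Lemma~\ref{lem:link}(a), $K$ has no isolated vertex. Let $C_0$ be the union of the components of $K$ on which $\theta\equiv0$, and $C_1=C\setminus C_0$. The components in $C_0$ are the dead components of $(\kappa;\theta)$, so they have to be consumed before the third letter.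
\begin{itemize}
\item On $C_1$ we have $\psi=\psi'=\varphi=0$. Indeed $C_1$ lies in the component of $\infty$ in $L-a$, while $b$ does not, so $\psi=0$; in the same way $S/v-b$ gives $\psi'=0$.
\item On each component of $K$ in $C_0$, neither $\psi$ nor $\psi'$ vanishes identically, because $L$ and $S/v$ are connected and the component can only be joined to $\{a,b\}$.
\end{itemize}

\medskip\noindent\emph{Step 4: the case that $C_0$ is white.} Then $\psi=\psi'$ on $C_0$, and $H=(\kappa|_{C_0};\psi)$ is solvable. After $ua$, the set $C_0$ is a block with inside $H$, attached by $(\psi,s)$ with $s_\infty=s_b=1$, $s_v=0$ and $s=\theta$ on $C_1$; the last value comes from the term $\theta\wedge\psi$. An even block word $Q$ of $H$ changes neither the outside nor $s$. Pressing $v$ then gives, by Lemma~\ref{lem:block}(a), $s_\infty=0$, $s_b=1+0+1=0$, and $s=\theta+0+\theta=0$ on $C_1$. So the leftovers of $C_0$ are isolated and the outside is $(\kappa|_{C_1};\theta)\oplus b$. By symmetry $vbQu$ leads to $(\kappa|_{C_1};\theta)\oplus a$, with the same $H$ and $Q$. With a leaf word $J$ of the solvable graph $(\kappa|_{C_1};\theta)$, the words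 $uaQvJb$ and $vbQuJa$ are successful and share $QJ$, of length $r-4$, a contradiction.

\medskip\noindent\emph{Step 5: the case that $C_0$ contains a black vertex $x$.} Now the two insides differ, and we show instead that $x$ can be taken safe and equivalent to both $u$ and $v$. On $C_0$ we have $\omega_b=\psi$ and $\omega_a=\psi+\varphi$, so a black vertex of $C_0$ is adjacent to exactly one of $a,b$. By symmetry let $\omega_a(x)=1$ and $\omega_b(x)=\psi(x)=0$. Also $\omega_u(x)=\omega_v(x)=\theta(x)=0$, and $\omega_x=\kappa_x+\theta$ on $C$, where $\emptyset\ne N_K(x)\subseteq C_0$.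

\emph{We may assume that $x$ is safe.} In $S/x$ the root is adjacent to $a$, to $N_K(x)$ and to $\{\theta=1\}$. By \eqref{eq:rule}, $v\sim a$, $v\sim b$, the adjacency of $u$ to $C$ is $\theta+\omega_x=\kappa_x$, and the adjacency on the white set $C_1$ is $\omega=\kappa$. So $a,v,b,u$ and $C_1$ lie in the component of $\infty$, and a dead component of $S/x$ lies in $C_0$. If there is one, Lemma~\ref{lem:descent} gives a safe $y\in C_0$ adjacent to $a$, hence not to $b$; replace $x$ by $y$.

\emph{$x\equiv v$.} The vertices $x,v$ are nonadjacent, $b\in N(v)\setminus N(x)$, and $N(x)\setminus N(v)$ contains $\{a\}\cup N_K(x)$, which has at least two elements. So $x\not\equiv v$ would contradict \eqref{eq:B2} for the pair $x,v$.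

\emph{$x\equiv u$.} In the component of $x$ in $K$ take a shortest path $z_1,\dots,z_l,x$ from $\{\psi=1\}$ to $x$; here $l\ge1$ because $\psi(x)=0$. Then $\infty,a,z_1,\dots,z_l,x$ is an induced path in $L$ with $l+2\ge3$ edges, since $\theta=0$ on the component and $z_1$ is the only vertex of the path in $C$ with $\psi=1$. By Lemma~\ref{lem:path}, $T'=\{u,a,z_1,\dots,z_l,x\}$ is a link for $u,x$. If $u\not\equiv x$, then $\chi\in\operatorname{span}T'$. But $\omega_v$ vanishes on $T'$, while $\omega(v,\chi)=\varphi(v)=1$.

So $u\equiv x\equiv v$, a contradiction.
\end{proof}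

\section{Nested neighborhoods}\label{sec:nested}

A \emph{nested pair} is an ordered pair $(u,v)$ of safe vertices with $u\not\equiv v$ and $N(u)\subsetneq N(v)$. By Propositions~\ref{prop:A} and~\ref{prop:B} and the absence of false twins:
\begin{equation}\label{eq:comp}
\text{if } p\not\equiv q \text{ are safe, then } p\not\sim q \text{ and one of } (p,q),\ (q,p) \text{ is a nested pair.}
\end{equation}
As there are at least two classes, every safe vertex belongs to a nested pair. The model is $G_m$. In its rooted graph $N(u)=\{\infty,f\}$ and $N(v)=\{\infty,f,b_1,\dots,b_m\}$, and in $S/u$ the vertex $v$ is reached along $\infty,f,e,b_i,v$, with $e$ a cut vertex. We show that every nested pair looks like this, with a longer chain in place of $f$.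

We describe all graphs $S/x$ in terms of one of them.

\begin{lemma}\label{lem:xi}
Let $u$ be black, $L=S/u$ with adjacency $\omega_L$, and for a black vertex $x\ne u$ with $x\not\sim u$ put $\xi_x=\omega_u+\omega_x$. Then $N_L(x)=\xi_x$, and in $S/x$:
\begin{itemize}
\item[(a)] the root label is $\omega_u+\xi_x$, and $u$ is adjacent exactly to $\xi_x$;
\item[(b)] the adjacency on $V\setminus\{u,x\}$ is $\omega_L+\varphi\wedge\xi_x$. In particular the pair $y,z$ is as in $L$ if $\xi_x(y)=\xi_x(z)=0$, or if $\varphi(y)=\varphi(z)=0$, or if $\varphi(z)=\xi_x(z)=0$;
\item[(c)] a black vertex $v\notin\{u,x\}$ that is adjacent to neither $u$ nor $x$ is adjacent exactly to the set $\xi_v+\xi_x$.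
\end{itemize}
\end{lemma}

\begin{proof}
By \eqref{eq:rule}, $x$ has root label $\omega_u(x)=0$ and adjacency $\omega_x+\omega_u$ in $L$; exchanging $u$ and $x$ gives (a). For (b), $\omega+\varphi\wedge\omega_x=\omega_L+\varphi\wedge\omega_u+\varphi\wedge\omega_x$. For (c), $\xi_x(v)=0$ and $\omega_x(v)=0$, so $v$ is adjacent to neither $u$ nor $\infty$, and by (b) its adjacency to $z$ is $\xi_v(z)+\xi_x(z)$.
\end{proof}

\subsection{The structure of a nested pair}

Let $(u,v)$ be a nested pair, $L=S/u$, $B=N(v)\setminus N(u)\ne\emptyset$, and let $\beta=\xi_v$ be the indicator of $B$. In $L$ the root is adjacent to $N(u)\setminus\infty$, and $v$ is adjacent to $B$, which is disjoint from it. So the distance $n=n(u,v)$ from $\infty$ to $v$ in $L$ is at least $3$; it is finite because $L$ is solvable. Let $\infty=f_0,f_1,\dots,f_n=v$ be any shortest path in $L$, and put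
\[
F=\{f_j: 0\le j\le n,\ j\equiv n \bmod 2\},\qquad e=f_{n-2}.
\]

\begin{lemma}\label{lem:struct}
For every nested pair $(u,v)$ and every shortest path as above:
\begin{itemize}
\item[(a)] $L$ and $S/v$ are connected, and $r\equiv n+1\pmod2$.
\item[(b)] \emph{(Parity rule.)} Every $x\in V\setminus u$ has an even number of $L$-neighbors in $F$. Moreover $\chi=\lambda u+\sum_{f\in F\setminus\infty}f$ for some $\lambda\in\mathbb{F}_2$.
\item[(c)] $L-e$ has exactly two components, one containing $\infty$ and one, called $D$, containing $v$.
\item[(d)] $B=N_L(v)=N_L(e)\cap D$. Each component of $L[D\setminus v]$ meets $B$, and $L-v$ is connected.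
\end{itemize}
\end{lemma}

\begin{proof}
(a) A shortest path is induced, so $T=\{u,f_1,\dots,f_n\}$ is a link by Lemma~\ref{lem:path}. Apply Lemma~\ref{lem:link}.

(b) Let $x'$ be the projection of $x$ to $u^\perp$, let $\chi'=\chi+u$ be the characteristic vector of $L$, and let $g=\sum_{f\in F\setminus\infty}f'$. For $x\in V\setminus u$ let $m_j(x)$ be the adjacency of $x$ and $f_j$ in $L$. Then $\langle\chi',x'\rangle=m_0(x)$ and $\langle f_j',x'\rangle=m_j(x)+[j=1]\,m_0(x)$ for $j\ge1$, since $f_1$ is the only $f_j$ that is black in $L$. For both parities of $n$ it follows that $\langle g+\chi',x'\rangle=\sum_{f_j\in F}m_j(x)$. For $x=f_i$ the right side is $0$: if $i\equiv n$, no neighbor of $f_i$ on the path lies in $F$, and if $i\not\equiv n$, both do. The space $\operatorname{span}(f_1',\dots,f_n')$ is the orthogonal complement of $u$ in $\operatorname{span}T$; it is nondegenerate and contains $g$, and it contains $\chi'$ by Lemma~\ref{lem:link}(b). Hence $g+\chi'=0$. This gives the parity rule, and the formula for $\chi$ because $f'\in\{f,f+u\}$.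

(c) By the parity rule, a vertex with no $L$-neighbor in $F\setminus e$ is not $L$-adjacent to $e$. A component of $L-e$ that contains no $f_i$ consists of such vertices, so it would be a component of $L$, contrary to (a). So each component of $L-e$ contains $f_0,\dots,f_{n-3}$ or $f_{n-1},f_n$. Suppose that $L-e$ is connected; then $u$ is safe in $S-e$. We claim that $v$ is safe in $S-e$ as well. Then Lemma~\ref{lem:del}(b), applicable by (b), gives $u\equiv v$, a contradiction.

Use Lemma~\ref{lem:xi} with $x=v$. In $S/v-e$ both $\infty$ and $u$ are adjacent to $B\ni f_{n-1}$, and $\infty,f_1,\dots,f_{n-3}$ is still a path, because $\beta(f_i)=0$ for $i\le n-2$. Let $Y$ be a dead component of $S/v-e$ and $z\in Y$. Its root label $\omega_u(z)+\beta(z)$ vanishes, and $B\cap N(u)=\emptyset$, so $m_0(z)=0$ and $m_n(z)=\beta(z)=0$. By Lemma~\ref{lem:xi}(b), $z$ has the same adjacency to $f_i$ in $S/v$ and in $L$ for $1\le i\le n-2$. It is $0$ for $i\le n-3$, hence also for $i=n-2$ by the parity rule. So $Y$ is dead in $S/v$, a contradiction.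

(d) A vertex $z\in D\setminus v$ has no $L$-neighbor among $f_0,\dots,f_{n-3}$, so by the parity rule it is adjacent to both or neither of $e,v$. Since $v\not\sim e$ in $L$ and $N_L(v)\subseteq D$, this is the first claim. Each component of $L[D\setminus v]$ contains a neighbor of $v$ because $D$ is connected, and is therefore joined to $e$, which is adjacent to $f_{n-3}$.
\end{proof}

We put $D_0=D\setminus v$ and $\Lambda=V\setminus(D\cup u)$, so $e\in\Lambda$, and we let $\hat\Lambda=L[\Lambda]$, a connected rooted graph. Every path in $L$ from $\infty$ to $D$ passes through $e$; in particular $N(u)\cap D=\emptyset$, and the vertices of $B$ have distance $n-1$ from $\infty$.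

\begin{lemma}\label{lem:indep}
No two black vertices are adjacent.
\end{lemma}

\begin{proof}
Let $(u,v)$ be a nested pair and suppose that $v$ has a black neighbor $x$. Then $v$ has a safe neighbor $y$: take $y=x$, or the vertex given by Lemma~\ref{lem:descent} if $x$ is unsafe. By Proposition~\ref{prop:A}, $y\equiv v$, so $y\not\equiv u$ and $y\not\sim u$; thus $y\in B$. Since $v\in N(y)\setminus N(u)$, \eqref{eq:comp} shows that $(u,y)$ is a nested pair, and $n(u,y)=n-1$. Lemma~\ref{lem:struct}(a) for $(u,v)$ and $(u,y)$ gives two different parities for $r$. So $v$ has no black neighbor, and neither has $u$, since $N(u)\subseteq N(v)$. Every safe vertex belongs to a nested pair, so no safe vertex has a black neighbor, and Corollary~\ref{cor:solv}(b) finishes the proof.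
\end{proof}

So Lemma~\ref{lem:xi} applies to any distinct black vertices.

\subsection{A minimal nested pair}

\emph{Fix a nested pair $(u,v)$ with $(n,|B|)$ lexicographically minimal, and a shortest path.} For black $x\ne u$ the set $\xi_x=N_L(x)$ is nonempty, because $L$ is connected. By Lemma~\ref{lem:indep}, $B$ and $N(u)\setminus\infty$ are white.

In $L$ the set $D_0$ is a block attached through $B$ to $e$ and $v$. In $S/v$ the adjacency differs from that of $L$ by $\varphi\wedge\beta$, so for the inside of the block to be the same in both graphs we want $D_0$ to be white. Black vertices are excluded by a two-step argument that recurs below: safe ones by minimality and deletion, unsafe ones by Lemma~\ref{lem:descent}, after checking that every safe vertex lies in the component of $\infty$.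

\begin{lemma}\label{lem:white}
All vertices of $D_0$ are white.
\end{lemma}

\begin{proof}
Let $x\in D_0$ be black and $\xi=\xi_x$. Then $x\notin B$, so $x$ is $L$-adjacent to neither $e$ nor $v$, and $\xi\subseteq D_0$. Since $N(u)\cap D=\emptyset$, the neighborhoods $N(x)=N(u)\cup\xi$ and $N(v)=N(u)\cup B$ are disjoint unions, and $\xi\ne B$ because there are no false twins. By Lemma~\ref{lem:xi}, in $S/x$ the graph on $\Lambda\cup\{\infty\}$ is $\hat\Lambda$, both $\infty$ and $u$ are adjacent to $\xi$, every $b\in B\setminus\xi$ is adjacent to $e$, and $v$ is adjacent exactly to the symmetric difference of $B$ and $\xi$. So for every black $x\in D_0$: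
\begin{equation}\label{eq:rootcomp}
u,\ v,\ \Lambda \text{ and } B\cup\xi_x \text{ lie in the component of } \infty \text{ in } S/x .
\end{equation}

\medskip\noindent\emph{Step 1: if $x\in D_0$ is safe, then $x\equiv u$, and $\xi\subsetneq B$ or $\xi\supsetneq B$; in particular $\xi\cap B\ne\emptyset$.} Suppose $x\not\equiv u$; then $(u,x)$ is a nested pair. If there is $b\in\xi\cap B$, then $\infty,f_1,\dots,f_{n-2},b,x$ is a shortest path in $L$, as $x\in D$ is not adjacent to $e$. Lemma~\ref{lem:struct}(d) for $(u,x)$ and this path gives $\xi=N_L(e)\cap D=B$, a contradiction. So $\xi\cap B=\emptyset$. A shortest path in $L$ from $\infty$ to $x$ avoids $v$, since the vertex after $v$ would lie in $B$ and have distance $n+1$. So the formula of Lemma~\ref{lem:struct}(b) for $(u,x)$ does not involve $v$, while the one for $(u,v)$ does; comparing them gives $v\in\operatorname{span}(V\setminus v)$. The vertex $u$ is safe in $S-v$, because $L-v$ is connected. The vertex $x$ is safe in $S-v$: a dead component of $S/x-v$ is not dead in $S/x$, so it contains a neighbor of $v$ in $S/x$, an element of $B\cup\xi$; but $\xi$ is adjacent to $\infty$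 and $B$ to $e\in\Lambda$. Lemma~\ref{lem:del}(a) gives $u\equiv x$, a contradiction. Hence $x\equiv u\not\equiv v$, and \eqref{eq:comp} for $x,v$ gives the inclusion.

\medskip\noindent\emph{Step 2: $\xi\subsetneq B$ is impossible for safe $x$.} Here $(x,v)$ is a nested pair with $|N(v)\setminus N(x)|<|B|$. For $b\in B\setminus\xi$ the path $\infty,f_1,\dots,e,b,v$ exists in $S/x$, so $n(x,v)\le n$. This contradicts the minimality of $(u,v)$.

\medskip\noindent\emph{Step 3: $\xi\supsetneq B$ is impossible for safe $x$.} Here $(v,x)$ is a nested pair. By Lemma~\ref{lem:struct}(b),(d) for it, $x$ satisfies hypothesis (b) of Lemma~\ref{lem:del}, and $S/v-x$ is connected, so $v$ is safe in $S-x$. We show that $u$ is safe in $S-x$; then $u\equiv v$, a contradiction. Let $Y$ be a dead component of $L-x$. The sets $\Lambda$, $B\subseteq N_L(e)$ and the vertex $v$ are joined to $\infty$ in $L-x$, so $Y\subseteq D_0\setminus B$, and in $L$ all edges from $Y$ end in $Y\cup x$. If $Y$ is white, then $\varphi=\beta=0$ on $Y$, so by Lemma~\ref{lem:xi} all edges of $S/v$ from $Y$ end in $Y\cup x$, contradicting that $S/v-x$ is connected. So $Y$ contains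 a black vertex $z$, and $\xi_z\subseteq Y\cup x$ is disjoint from $B$. By Step 1, $z$ is unsafe. Let $y$ be a safe vertex in a dead component of $S/z$. By \eqref{eq:rootcomp}, $y\in D_0$, and by Step 1 there is $b\in\xi_y\cap B$. Since $\varphi(b)=\xi_z(b)=0$, the edge $yb$ of $L$ is an edge of $S/z$, contradicting \eqref{eq:rootcomp}.

\medskip
So $D_0$ contains no safe vertex. If $x\in D_0$ is unsafe, a dead component of $S/x$ contains a safe vertex, which lies in $D_0$ by \eqref{eq:rootcomp}; this is a contradiction too.
\end{proof}

Let $\Delta=(\omega_L|_{D_0};\beta)$. It is solvable by Lemma~\ref{lem:struct}(d) and has positive rank since $B\ne\emptyset$. We now have matching descriptions of $L$ and, by Lemmas~\ref{lem:xi} and~\ref{lem:white}, of $S/v$.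
\begin{itemize}
\item[(N1)] In $L$, the set $D_0$ is a block with inside $\Delta$, attached by $s_e=s_v=1$ and $s=0$ elsewhere. The outside is $\hat\Lambda$ together with the isolated vertex $v$.
\item[(N2)] In $S/v$, the set $D_0$ is a block with inside $\Delta$, attached by $s_\infty=s_u=1$ and $s_z=\varphi(z)+[z=e]$ for $z\in\Lambda$. The outside is $\hat\Lambda$ together with the isolated vertex $u$.
\item[(N3)] If $x\in\Lambda\setminus e$ and $\hat\Lambda-x$ is connected, then $L-x$ and $S/v-x$ are connected, so $u,v$ are safe in $S-x$. This follows from (N1), (N2) and the fact that each component of $L[D_0]$ meets $B$.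
\end{itemize}

\subsection{The exchange of $u$ and $v$}

Starting with $u$, we must work through $\hat\Lambda$ to reach $e$, then consume $D_0$, and press $v$ last. Starting with $v$, the block $D_0$ is available at once, and it releases $u$. The two words can share the letters of $D_0$ and also the letters of $\Lambda$, provided the latter come before $D_0$ in both words, or after it in both. Three of the four movable letters are $u,v,e$, so one more letter is free.

\begin{lemma}[exchange]\label{lem:exch}
There is no word $W=W_1W_2$ over $\Lambda\setminus e$ with $|W_2|\le1$ that is valid in $\hat\Lambda$ and satisfies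
\begin{itemize}
\item[(i)] $\hat\Lambda/W$ is solvable, and $e$ is a leaf at the root in it;
\item[(ii)] after the word $vW_1$ in $S$, the root is adjacent to $B$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $W$ be such a word. Write $\hat\Lambda/W=\Sigma\oplus e$; then $\Sigma$ is solvable. Let $\Theta$ be the set of root neighbors of $\Sigma$, $J$ a leaf word of $\Sigma$, and $Q$ an odd block word of $\Delta$.

\emph{The word $uWeQJv$ is successful.} Start from (N1). Since $s_\infty=0$ and $s_y=0$ for the letters $y$ of $W$, Lemma~\ref{lem:block}(a) shows that $W$ does not change the attachment of $D_0$; the outside becomes $\Sigma\oplus e$ with $v$ isolated. Press $e$. The outside gets root label $0$ and keeps its other adjacencies, and the attachment becomes $s=1$ on $\Theta\cup\{\infty,v\}$ and $0$ elsewhere. By Lemma~\ref{lem:block}(b), after $Q$ the outside is $\Sigma\oplus v$, and the leftovers of $D_0$ are attached only to $\infty$; so each is isolated or a false twin of $v$. By (P1), $Jv$ is valid and clears the outside. The vector of a leftover was $0$ or equal to that of $v$, so it is $0$ at the end.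

\emph{The word $vW_1QuW_2Je$ is successful.} Start from (N2). The word $W_1$ is valid and turns the outside into $(\Omega;\hat\varphi)$, which is $\hat\Lambda/W_1$ together with the isolated vertex $u$. By Lemma~\ref{lem:block}(a), the inside is still $\Delta$ and $s_u=1$ persists, and $s_\infty=1$ by (ii). After $Q$ the outside is $(\Omega+\hat\varphi\wedge s;\ s)$, with new attachment $1$ at $\infty$ and $\hat\varphi$ elsewhere. Now $u$ is black, and its adjacency to $z$ is $\hat\varphi(u)s_z+\hat\varphi(z)s_u=\hat\varphi(z)$. Pressing $u$ gives the outside $(\Omega+\hat\varphi\wedge s+s\wedge\hat\varphi;\ \hat\varphi)=\hat\Lambda/W_1$, and the attachment $\hat\varphi(u)=0$ at $\infty$ and $\hat\varphi(z)+0+\hat\varphi(z)=0$ at $z$. So the leftovers are isolated, $W_2$ leads to $\Sigma\oplus e$, and $Je$ finishes.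

The two words share $W_1QJ$, of length $r-3-|W_2|\ge r-4$. So $u\equiv v$, a contradiction.
\end{proof}

It remains to construct such a word $W$. No vertex of $\Lambda$ is $L$-adjacent to $v$, so on $\Lambda$ the parity rule involves only $F\setminus v$. With $W_1$ empty, (ii) holds by (N2).

\emph{The case $n=3$.} Here $e=f_1$ and $F=\{e,v\}$, so $e$ has no neighbor in $\Lambda$ and is a leaf at the root of $\hat\Lambda$. The empty word $W$ contradicts Lemma~\ref{lem:exch}.

\emph{The case $n=4$.} Here $e=f_2$ and $F=\{\infty,e,v\}$, so in $\hat\Lambda$ the vertex $e$ is not adjacent to $\infty$ and has the same neighbors as $\infty$. Let $f$ be a safe vertex of $\hat\Lambda$, which exists because $\hat\Lambda$ is solvable and has an edge; $f\ne e$. Pressing $f$ makes $e$ a leaf at the root, by the computation in the proof of Lemma~\ref{lem:leaf}. So $W_1$ empty and $W_2=f$ contradict Lemma~\ref{lem:exch}. For $G_m$ the two words of that lemma are $ufe\,\pi\,v$ and $v\,\pi\,ufe$.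

\section{Long chains}\label{sec:chain}

We keep the minimal nested pair and assume $n\ge5$. Now many letters of $\Lambda$ are needed to reach $e$, and all but at most one of them must be pressed in $S/v$ \emph{before} $D_0$, in such a way that the root is adjacent to $B$ afterwards. To control this we show that $\hat\Lambda$ is a chain of blocks, and that almost all of $\Lambda$ is white, so that by (N2) it is not adjacent to $D_0$ in $S/v$.

\subsection{The chain}

Let $c_1,\dots,c_k=e$ be the elements of $F\cap\Lambda$ in the order of the path; $k\ge2$. So $c_1=f_1$ for odd $n$ and $c_1=f_2$ for even $n$. The $c_i$ are pairwise nonadjacent in $L$.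

For $i<k$, \emph{the vertex $c_i=f_j$ separates $\infty$ from $e$ in $\hat\Lambda$}. Indeed, a component of $\hat\Lambda-c_i$ that contains none of $f_0,\dots,f_{n-2}$ consists of vertices with no neighbor in $F\setminus c_i$; by the parity rule they are not adjacent to $c_i$, which is impossible in the connected graph $\hat\Lambda$. So each component contains $f_0,\dots,f_{j-1}$ or $f_{j+1},\dots,f_{n-2}$. If $c_i$ did not separate, $\hat\Lambda-c_i$ would be connected, and (N3), Lemma~\ref{lem:struct}(b) and Lemma~\ref{lem:del}(b) would give $u\equiv v$.

For $i<k$ let $X_i$ be the component of $\hat\Lambda-c_i$ that does not contain $\infty$, and let $X_k=\emptyset$. Then $c_{i+1}\in X_i$. A path from $\infty$ to $X_{i+1}$ passes $c_{i+1}$ and, before that, $c_i$; and $c_i\notin X_{i+1}$. So $X_{i+1}\cup c_{i+1}\subseteq X_i$. Put $R_0=\Lambda\setminus(X_1\cup c_1)$ and $R_i=X_i\setminus(X_{i+1}\cup c_{i+1})$ for $1\le i\le k-1$. Then $\Lambda$ is the disjoint union of $R_0,\{c_1\},R_1,\dots,R_{k-1},\{c_k\}$. All edges of $\hat\Lambda$ from $X_i$ end in $X_i\cup c_i$. Hence edges from $R_i$ end in $R_i\cup\{c_i,c_{i+1}\}$ for $i\ge1$,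 and edges from $R_0$ end in $R_0\cup\{\infty,c_1\}$. Let $B_0$ be the set of root neighbors of $\hat\Lambda$ in $R_0$. The parity rule gives (see Figure~\ref{fig:chain}):
\begin{itemize}
\item for $1\le i\le k-1$, the vertices $c_i$ and $c_{i+1}$ have the same set $B_i$ of $L$-neighbors in $R_i$; it contains the vertex of the path between them;
\item for even $n$, $N(u)\setminus\infty=B_0\ni f_1$, and $B_0$ is the set of $L$-neighbors of $c_1$ in $R_0$;
\item for odd $n$, $N(u)\setminus\infty=B_0\cup c_1$, and $c_1$ has no $L$-neighbor in $R_0$.
\end{itemize}
Since $\hat\Lambda$ is connected, each component of $L[R_i]$ meets $B_i$. So $H_i=(\omega_L|_{R_i};B_i)$ is solvable, and of positive rank if $B_i\ne\emptyset$.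

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\foreach \y in {0,-2} {
 \foreach \x/\t in {4/{c_1},7/{c_2=e},10/{v}} {\fill (\x,\y) circle (2pt); \node[above=3pt] at (\x,\y) {$\t$};}
 \foreach \x/\t in {5.5/{R_1},8.5/{D_0}} {\draw (\x,\y) ellipse (0.65 and 0.45); \node at (\x,\y) {$\t$};
  \draw (\x-1.5,\y)--(\x-0.6,\y+0.17) (\x-1.5,\y)--(\x-0.6,\y-0.17) (\x+1.5,\y)--(\x+0.6,\y+0.17) (\x+1.5,\y)--(\x+0.6,\y-0.17);}
}
\fill (1,0) circle (2pt); \node[above=3pt] at (1,0) {$\infty$};
\draw (2.5,0) ellipse (0.65 and 0.45); \node at (2.5,0) {$R_0$};
\draw (1,0)--(1.9,0.17) (1,0)--(1.9,-0.17) (4,0)--(3.1,0.17) (4,0)--(3.1,-0.17);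
\fill (2.8,-2) circle (2pt); \node[above=3pt] at (2.8,-2) {$\infty$};
\draw (2.8,-2)--(4,-2);
\draw (1.3,-2) ellipse (0.65 and 0.45); \node at (1.3,-2) {$R_0$};
\draw (2.8,-2)--(1.9,-1.83) (2.8,-2)--(1.9,-2.17);
\end{tikzpicture}
\caption{The graph $L=S/u$ of a minimal nested pair $(u,v)$, where $n$ is the distance from $\infty$ to $v$: $n=6$ above, $n=5$ below. Each oval is a set of vertices. The one or two marked vertices next to an oval are the only outside vertices with neighbors in it, and if there are two, they have the same neighbors in it.}\label{fig:chain}
\end{figure}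

\subsection{Black vertices of $\Lambda$}

For black $x\in\Lambda\setminus e$ we have $\xi_x\subseteq\Lambda$ by (N1), so $N(x)\cap B=\emptyset$.

\begin{lemma}\label{lem:black}
\begin{itemize}
\item[(a)] If $x\in\Lambda\setminus e$ is safe, then $\xi_x\subseteq N(u)$.
\item[(b)] Let $x\in\Lambda$ be unsafe, with $x=e$ or $e$ white, and suppose that $\xi_x$ meets $\Lambda\setminus N(u)$. Then $u,v$ lie in the component of $\infty$ in $S/x$, and a dead component of $S/x$ contains a safe $y\in\Lambda\setminus e$ with $\emptyset\ne\xi_y\subseteq\xi_x\cap N(u)$.
\item[(c)] The vertex $e$ is white.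
\item[(d)] If $x\in\Lambda$ is black, then $\xi_x\cap N(u)\ne\emptyset$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) It suffices to show $N(x)\subseteq N(u)$, since $\xi_x=\omega_u+\omega_x$. If $x\not\equiv v$, then \eqref{eq:comp} and $N(x)\cap B=\emptyset$ give $N(x)\subseteq N(v)\setminus B=N(u)$. If $x\equiv v$, then $x\not\equiv u$, and by \eqref{eq:comp} we only have to exclude that $(u,x)$ is a nested pair. If it is, Lemma~\ref{lem:struct}(b),(d) for it shows that $x$ satisfies hypothesis (b) of Lemma~\ref{lem:del} and that $L-x$ is connected. A path in $L-x$ can enter and leave $D$ only through $e$, so $\hat\Lambda-x$ is connected. Now (N3) and Lemma~\ref{lem:del}(b) give $u\equiv v$, a contradiction.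

(b) Let $z\in\xi_x\cap(\Lambda\setminus N(u))$. By Lemma~\ref{lem:xi}, $z$ is adjacent to $\infty$, $u$ and $v$ in $S/x$. Let $y$ be a safe vertex in a dead component of $S/x$. Then $y\ne u,v$; $y\notin D_0$ by Lemma~\ref{lem:white}; and $y\ne e$. By (a), $\xi_y\subseteq N(u)$. If $w\in\xi_y\setminus\xi_x$, then $\varphi(w)=\xi_x(w)=0$, so $\infty\sim w\sim y$ in $S/x$, a contradiction.

(c) Suppose $e$ is black. The set $\xi_e=B_{k-1}\cup B$ is disjoint from $N(u)$, because $k-1\ge1$. If $e$ were unsafe, (b) would give a nonempty subset of $\xi_e\cap N(u)$. So $e$ is safe, and $N(e)=N(u)\cup\xi_e\supsetneq N(v)\supsetneq N(u)$. If $e\not\equiv u$, then $(u,e)$ is a nested pair with $n(u,e)=n-2$. Otherwise $e\not\equiv v$, and $(v,e)$ is a nested pair with $n(v,e)\le n-2$, since the path $\infty,f_1,\dots,f_{n-2}$ exists in $S/v$ by (N2). Both contradict minimality.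

(d) By (c), $x\ne e$, so $\emptyset\ne\xi_x\subseteq\Lambda$. If $\xi_x\cap N(u)=\emptyset$, then (a) is contradicted if $x$ is safe and (b) if $x$ is unsafe.
\end{proof}

\subsection{Odd $n$}

\emph{All vertices of $\Lambda\setminus R_0$ are white.} Let $x\in\Lambda\setminus R_0$ be black. Then $x\ne c_1$, since $c_1\in N(u)$, and $x$ has no $L$-neighbor in $R_0$. By Lemma~\ref{lem:black}(d), $\xi_x\cap N(u)=\{c_1\}$. So $x\in B_1$ and $c_2\in\xi_x\setminus N(u)$. By part (a) $x$ is unsafe, and part (b) gives $y\in\Lambda$ with $\xi_y=\{c_1\}$. But then $y\in B_1$ and $c_2\in\xi_y$, a contradiction.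

\emph{The word.} Let $Q_i$ be an odd block word of $H_i$ for $1\le i\le k-1$, and let $W=W_1=c_1Q_1c_2Q_2\cdots c_{k-1}Q_{k-1}$, with $W_2$ empty. We claim that for $1\le i\le k$ the word $c_1Q_1\cdots c_{i-1}Q_{i-1}$ is valid in $S/v$ and leads to the following state:
\begin{itemize}
\item the edges among $u,D_0,R_0,c_i,R_i,\dots,c_k$ are as in $S/v$;
\item the root is adjacent exactly to $c_i$, $B_0$, $B$ and a set $A$ of leftovers;
\item each leftover of $R_1,\dots,R_{i-1}$ is adjacent at most to $\infty$.
\end{itemize}
For $i=1$ this is (N2). Let it hold for some $i<k$. The vertices of $c_i\cup R_i$ are white in $S$ and different from $e$, so by (N2) they are not adjacent to $D_0$; hence $N(c_i)=B_i\cup\{\infty\}$. Pressing $c_i$ makes $B_i$ the set of root neighbors and joins $B_i$ to $B_0\cup B\cup A$. Now $R_i$ is a block with inside $H_i$, attached by $s=1$ exactly on $\{\infty,c_{i+1}\}\cup B_0\cup B\cup A$, and the outside root label is $0$. By Lemma~\ref{lem:block}(b), after $Q_i$ the root neighbors outside $R_i$ are $c_{i+1},B_0,B,A$, the outside edges are unchanged, and the leftovers of $R_i$ are adjacent at most to $\infty$.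 This is the state for $i+1$.

The state for $i=k$ gives condition (ii) of Lemma~\ref{lem:exch}. By (P1) and (N2), restricting to $\Lambda$ describes $\hat\Lambda/W$: it consists of $H_0$, the leaf $e$ at the root, and leftovers adjacent at most to $\infty$. This is condition (i), and Lemma~\ref{lem:exch} is contradicted.

\subsection{Even $n$}

Now $n\ge6$ and $N(u)\setminus\infty=B_0$. A black vertex $y\ne u$ with $\xi_y=B_0$ has $\omega_y=0$, that is, $N(y)=\{\infty\}$. Such a vertex is unsafe, since pressing it isolates $\infty$ while the rank $r-1$ is positive; and there is at most one, since there are no false twins. We show that no other vertex of $\Lambda$ is black.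

\emph{The vertex $c_1$ is white.} Otherwise $\xi_{c_1}=B_0\cup B_1\not\subseteq N(u)$, so $c_1$ is unsafe by Lemma~\ref{lem:black}(a). Part (b) gives a safe $y$ in a dead component of $S/c_1$ with $\xi_y\subseteq B_0$, and $\xi_y\ne B_0$ because $y$ is safe. Let $w\in B_0\setminus\xi_y$. In $S/c_1$ the vertex $w$ is adjacent to $u$, which lies in the component of $\infty$, and the adjacency of $y$ and $w$ is $0+\varphi(y)\xi_{c_1}(w)+\varphi(w)\xi_{c_1}(y)=1$, a contradiction.

\emph{If $x\in\Lambda$ is black and $\emptyset\ne\xi_x\subsetneq B_0$, then $u$ and $v$ have distance at most $4$ from $\infty$ in $S/x$.} Take $w\in B_0\setminus\xi_x$ and $w'\in\xi_x$. The vertices $w,c_1,w'$ are white, so by Lemma~\ref{lem:xi} we have $\infty\sim w\sim c_1\sim w'$ in $S/x$, and $w'$ is adjacent to $u$ and $v$.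

\emph{$\Lambda$ contains no safe vertex.} A safe $y\in\Lambda$ is not $e$, so $\emptyset\ne\xi_y\subsetneq B_0$. Then $N(y)=N(u)\setminus\xi_y\subsetneq N(u)\subsetneq N(v)$, and $y\not\equiv u$ or $y\not\equiv v$. So $(y,u)$ or $(y,v)$ is a nested pair with distance at most $4<n$, contradicting minimality. Hence $u$ and $v$ are the only safe vertices.

\emph{Every black $x\in\Lambda$ has $\xi_x=B_0$.} The vertex $x$ is unsafe and $x\ne e$. If $\xi_x\not\subseteq B_0$, Lemma~\ref{lem:black}(b) gives a safe vertex in $\Lambda$. If $\xi_x\subsetneq B_0$, then $u,v$ lie in the component of $\infty$ in $S/x$, so no dead component of $S/x$ contains a safe vertex, contrary to Lemma~\ref{lem:descent}.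

So $\Lambda$ has at most one black vertex $x_0$. It is $L$-adjacent exactly to $B_0\subseteq R_0$ and is not $c_1$, so $x_0\in R_0\setminus B_0$. If $x_0$ exists, remove it from $R_0$ and from $H_0$, keeping the names; otherwise ignore all mentions of $x_0$ below. Each component of the new $L[R_0]$ is an old component or contains a neighbor of $x_0$, so it still meets $B_0$. All $R_i$ and $c_i$ are now white, so by (N2), in $S/v$ none of them except $e$ is adjacent to $D_0$.

\emph{The word.} Let $Q_i$ be an odd block word of $H_i$ for $0\le i\le k-1$. We claim that for $0\le i\le k-1$ the word $Q_0c_1Q_1c_2\cdots Q_{i-1}c_i$ is valid in $S/v$ and leads to the following state $\mathcal{S}_i$: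
\begin{itemize}
\item the edges among $u,D_0,R_i,c_{i+1},R_{i+1},\dots,c_k$ are as in $S/v$;
\item each of $\infty$ and $x_0$ is adjacent exactly to $B_i\cup B$;
\item each leftover of $R_0,\dots,R_{i-1}$ is isolated or adjacent exactly to $B_i$; let $A$ be the set of the latter.
\end{itemize}
The state $\mathcal{S}_0$ is (N2), where $s_{x_0}=\varphi(x_0)=1$. In $\mathcal{S}_i$ the set $R_i$ is a block with inside $H_i$, attached by $s=1$ exactly on $\{\infty,c_{i+1},x_0\}\cup A$, and the outside root label is $B$. Let $i\le k-2$. By Lemma~\ref{lem:block}(b), after $Q_i$ the root neighbors outside $R_i$ are $c_{i+1},x_0$ and $A$, and the pairs between $B$ and $\{c_{i+1},x_0\}\cup A$ are toggled. So $c_{i+1}$ and $A$ become adjacent to $B$, and $x_0$ becomes a leaf at the root. The leftovers of $R_i$ are isolated or adjacent exactly to $B\cup\{\infty\}$, like the vertices of $A$; add the latter ones to $A$. Now the root neighbors are $c_{i+1},x_0,A$, and $N(c_{i+1})=B_{i+1}\cup B\cup\{\infty\}$. Pressing $c_{i+1}$ makes $B_{i+1}\cup B$ the set of root neighbors and toggles it against $x_0\cup A$. So $x_0$ becomes adjacent exactly to $B_{i+1}\cup B$,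 and $A$ exactly to $B_{i+1}$. This is $\mathcal{S}_{i+1}$.

Let $W=Q_0c_1Q_1c_2\cdots c_{k-1}Q_{k-1}$, let $W_2$ be its last letter, and $W_1$ the rest. Here the free fourth letter is spent: an odd word in the block $R_{k-1}$ would detach the root from $B$, but the part of $Q_{k-1}$ in $W_1$ has even length. By Lemma~\ref{lem:block}(b) it leaves the outside of $R_{k-1}$ as in $\mathcal{S}_{k-1}$, so the root is adjacent to $B$ after $vW_1$. This is condition (ii) of Lemma~\ref{lem:exch}. For (i), restrict $\mathcal{S}_{k-1}$ to $\Lambda$. The outside of $R_{k-1}$ consists of $e$, $x_0$ and leftovers, with root label $0$ and no edges. After $Q_{k-1}$ the vertices $e,x_0$ and those of $A$ are leaves at the root, and the leftovers of $R_{k-1}$ are adjacent at most to $\infty$. So all edges of $\hat\Lambda/W$ contain $\infty$, and $e$ is a leaf. Lemma~\ref{lem:exch} is contradicted.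

\begin{proof}[Proof of Theorem~\ref{thm:main}]
A minimal counterexample $S$ has two inequivalent safe vertices, hence by \eqref{eq:comp} a nested pair, and so a minimal one. Its distance $n$ is at least $3$. The cases $n=3$ and $n=4$ were excluded at the end of Section~\ref{sec:nested}, and the cases $n\ge5$ in this section. So $M(S)$ is connected for every solvable rooted graph $S$, that is, $M_4(G)$ is connected whenever every component of $G$ with an edge contains a black vertex.
\end{proof}

\begin{thebibliography}{1}

\bibitem{BFM}
Eliot Bixby, Toby Flint, Istv\'an Mikl\'os,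
\emph{Proving the Pressing Game Conjecture on Linear Graphs},
arXiv:1303.6799 (2013).

\end{thebibliography}
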